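\title{Closed conformally flat Lorentzian manifolds whose light rays are all projectively incomplete}

\begin{abstract}
On a conformally flat Lorentzian manifold every lightlike geodesic carries a projective structure that depends only on the conformal class. We consider closed conformally flat Lorentzian manifolds $M$ of dimension $n+1\ge 3$ on which no lightlike geodesic is projectively parametrized by a full affine line. We prove that the developing map of such a manifold is a diffeomorphism onto a Minkowski diamond, so that the universal cover of $M$ is conformally equivalent to $\mathbf R\times\mathbf H^n$. It follows that $M$ is finitely covered by $S^1\times N$ with $N$ closed hyperbolic. Compactness cannot be replaced by homogeneity: the half-space $\{t<0\}$ of Minkowski space is a counterexample.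
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $n\ge 2$ and let $\mathbf R^{2,n+1}$ be $\mathbf R^{n+3}$ with a quadratic form of signature $(2,n+1)$. The Einstein universe $\mathbf{Ein}^{1,n}$ is the projectivized null cone of $\mathbf R^{2,n+1}$ with its natural conformally flat Lorentzian structure, and $\widetilde{\mathbf{Ein}}^{1,n}$ is its universal cover. A \emph{photon} of $\mathbf{Ein}^{1,n}$ is the projectivization of a totally isotropic $2$-plane, hence a projective line; a photon of $\widetilde{\mathbf{Ein}}^{1,n}$ is a lift of a photon of $\mathbf{Ein}^{1,n}$.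

Let $M$ be a conformally flat Lorentzian manifold of dimension $n+1$, with universal cover $\widetilde M$ and developing map $\operatorname{dev}:\widetilde M\to\widetilde{\mathbf{Ein}}^{1,n}$. All objects are smooth, and $M$ is connected (otherwise one argues on each component). For an interval $J\subset\widetilde{\mathbf{RP}}^1$, a map $\gamma:J\to M$ is a \emph{projectively parametrized lightlike geodesic} if it is constant, or if, for a lift $\tilde\gamma:J\to\widetilde M$, the map $\operatorname{dev}\circ\tilde\gamma$ is the restriction to $J$ of a lift $\widetilde{\mathbf{RP}}^1\to\widetilde{\mathbf{Ein}}^{1,n}$ of a projective isomorphism from $\mathbf{RP}^1$ onto a photon of $\mathbf{Ein}^{1,n}$. These maps form a class $\mathsf{PPL}(J,M)$ that is determined by the conformal structure and is invariant under projective reparametrizations. We identify $\mathbf R$ with an affine chart of $\widetilde{\mathbf{RP}}^1$, that is, with a lift of $\mathbf{RP}^1$ minus a point, and we call $M$ \emph{totally conformally lightlike incomplete} if every $\gamma\in\mathsf{PPL}(\mathbf R,M)$ is constant.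

A \emph{diamond} of Minkowski space $\mathbf R^{1,n}$ is a set $I^+(p)\cap I^-(q)$ with $q\in I^+(p)$, where $I^\pm$ denote the chronological future and past. It is denoted $\mathbf D^{1,n}$ and is conformally equivalent to $\mathbf R\times\mathbf H^n$ with the metric $-ds^2+\mathsf g_{\mathrm{hyp}}$ (Lemma~\ref{lem:diamond}). The following question comes from \cite{Chalumeau}.

\medskip
\noindent\textbf{Question.} \emph{Let $M$ be a closed conformally flat Lorentzian manifold that is totally conformally lightlike incomplete. Is $\widetilde M$ conformally equivalent to $\mathbf D^{1,n}=\mathbf R\times\mathbf H^n$?}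
\medskip

The answer is yes. Minkowski charts of $\widetilde{\mathbf{Ein}}^{1,n}$, which are open sets conformal to $\mathbf R^{1,n}$, are recalled in Section~\ref{sec:ein}.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and let $M$ be a closed conformally flat Lorentzian manifold of dimension $n+1$ that is totally conformally lightlike incomplete. Then $\operatorname{dev}$ is a diffeomorphism from $\widetilde M$ onto a set $I^+(p)\cap I^-(q)\subset\widetilde{\mathbf{Ein}}^{1,n}$ which lies in a Minkowski chart and is a Minkowski diamond there. In particular $\widetilde M$ is conformally diffeomorphic to $\mathbf D^{1,n}=\mathbf R\times\mathbf H^n$.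
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge2$.
\begin{enumerate}
\item[(i)] Every closed quotient of $\mathbf R\times\mathbf H^n$ by a discrete group of conformal transformations acting freely is totally conformally lightlike incomplete.
\item[(ii)] If $M$ is as in Theorem~\ref{thm:A}, then $M=\Gamma\backslash(\mathbf R\times\mathbf H^n)$ with $\Gamma\subset\mathrm{Isom}(\mathbf R)\times\mathrm{Isom}(\mathbf H^n)$. The subgroup $\Gamma^+\subset\Gamma$ preserving the time orientation, of index at most $2$, is
\[
\Gamma^+=\{(a,g):\ g\in\Gamma_0,\ a\bmod \ell=c(g)\}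
\]
for a cocompact discrete subgroup $\Gamma_0\subset\mathrm{Isom}(\mathbf H^n)$, some $\ell>0$ and a homomorphism $c:\Gamma_0\to\mathbf R/\ell\mathbf Z$. Moreover $M$ has a finite cover diffeomorphic to $S^1\times N$ with $N$ a closed hyperbolic manifold.
\item[(iii)] Compactness cannot be replaced by homogeneity: $\{t<0\}\subset\mathbf R^{1,n}$ is conformally homogeneous and totally conformally lightlike incomplete, but it is not conformal to $\mathbf D^{1,n}$.
\end{enumerate}
\end{theorem}

\subsection{What the condition measures}

The unparametrized lightlike geodesics of a Lorentzian metric depend only on its conformal class, but their affine parameters do not, and lightlike completeness of a metric is not a conformal notion. The projective class of the parameter is conformally invariant. A lightlike geodesic of $M$ is thus a connected projective $1$-manifold, and total incompleteness says that none of them is long enough to contain an affine line.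

A flat torus $\mathbf R^{1,n}/\mathbf Z^{n+1}$ fails the condition, since every null line of $\mathbf R^{1,n}$ with its affine parameter is a nonconstant element of $\mathsf{PPL}(\mathbf R,\mathbf R^{1,n})$. Closed quotients of $\widetilde{\mathbf{Ein}}^{1,n}$ itself fail it as well. A product $S^1\times N$ with $N$ closed hyperbolic satisfies it, although the product metric is geodesically complete: along a lightlike geodesic of $-ds^2+\mathsf g_{\mathrm{hyp}}$ the affine parameter $s$ runs over $\mathbf R$, but the projective parameter is $e^{-2s}$, which only runs over a half-line (Example~\ref{ex:cone}).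

Without compactness the condition is very weak: every open subset of $\mathbf R^{1,n}$ that contains no complete null line satisfies it, for instance every bounded domain, the solid cylinder $\{|y|<1\}$ and the half-space $\{t<0\}$. So two things must be extracted from compactness alone. First, $\operatorname{dev}$ is a priori only a local diffeomorphism and must be shown to be injective. Second, among all domains without null lines, only the diamond must survive. The half-space shows that the second point is delicate. It is homogeneous, so every estimate that comes from bringing points back to a compact set holds for it, and it can only be excluded by an argument that sees the finite volume of $M$.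

\subsection{Outline of the proof}

Each maximal lightlike geodesic of $\widetilde M$ is projectively a bounded interval and therefore has a Hilbert metric. This defines a conformally invariant function $F$ on null vectors (Section~\ref{sec:F}). Section~\ref{sec:models} computes $F$ on three domains and shows on them the two mechanisms of the proof. Compactness makes $F$ comparable with a $1$-form (Section~\ref{sec:uniform}). This forces the endpoints of lightlike geodesics to form achronal hypersurfaces (Section~\ref{sec:achronal}), and then $\widetilde M$ contains the whole diamond between any two chronologically related points. In particular each future $I^+(p)$ develops injectively onto a domain $\{t<f_p(y)\}$ of a Minkowski chart (Section~\ref{sec:diamonds}). Section~\ref{sec:shape} divides the possible shapes of the $f_p$ into three cases. In two of them, zooming in at a boundary point identifies all of $\widetilde M$ with a domain $\{t<f(y)\}\subset\mathbf R^{1,n}$ (Section~\ref{sec:rescale}), and a measure argument for the lightlike geodesic flow forces this domain to be a cone (Section~\ref{sec:rigid}).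 In the third case every $\{t<f_p\}$ is already a cone, and the cones fit together (Section~\ref{sec:proofA}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB}.

\section{The Einstein universe and its Minkowski charts}\label{sec:ein}

\subsection{Photons and causality}

Write $\mathbf R^{2,n+1}=\mathbf R^2\times\mathbf R^{n+1}$ with the form $-|a|^2+|b|^2$. The map $(\tau,\omega)\mapsto[\cos\tau:\sin\tau:\omega]$ identifies $X:=\widetilde{\mathbf{Ein}}^{1,n}$ with $\mathbf R\times S^n$, with the conformal class of $-d\tau^2+g_{S^n}$. The deck group of $X\to\mathbf{Ein}^{1,n}$ is generated by $\sigma(\tau,\omega)=(\tau+\pi,-\omega)$. We time-orient $X$ by $\partial_\tau$, write $d$ for the distance on $S^n$, and let $G^+$ be the group of conformal transformations of $X$ that preserve the time orientation. The map $\iota(\tau,\omega)=(-\tau,\omega)$ is conformal and reverses the time orientation.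

\begin{itemize}
\item[\textbf{(E1)}] The photons of $X$ are the curves $\vartheta\mapsto(\tau_0+\vartheta,c(\vartheta))$ with $c$ a unit speed geodesic of $S^n$. Such a curve projects to $[\cos\vartheta\,u+\sin\vartheta\,u']$ with $u=(\cos\tau_0,\sin\tau_0,c(0))$ and $u'=(-\sin\tau_0,\cos\tau_0,c'(0))$, so $\tan\vartheta$ is a projective parameter. The \emph{length} of a photon arc is the variation of $\tau$ along it. Affine charts of $\widetilde{\mathbf{RP}}^1$ correspond to open arcs of length exactly $\pi$.
\item[\textbf{(E2)}] Write $P\ll P'$ (resp.\ $P\le P'$) if $P'$ is reached from $P$ by a future timelike (resp.\ future causal or constant) curve. Then $(\tau,\omega)\ll(\tau',\omega')$ if and only if $\tau'-\tau>d(\omega,\omega')$, and $(\tau,\omega)\le(\tau',\omega')$ if and only if $\tau'-\tau\ge d(\omega,\omega')$. Hence $\ll$ is an open relation, $\le$ is a closed partial order, and $P\ll P'\le P''$ or $P\le P'\ll P''$ implies $P\ll P''$. Both relations are preserved by $G^+$. For $P\in X$ the sets $I^\pm(P)$ and $J^\pm(P)$ refer to $\ll$ and $\le$.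
\end{itemize}

\subsection{Minkowski charts}

For $P=(\tau_0,\omega_0)\in X$ put $\mathsf M(P)=I^+(P)\cap I^-(\sigma^2P)$. With $T=\tau-\tau_0$ and $d=d(\omega,\omega_0)$, (E2) and $d(\omega,-\omega_0)=\pi-d$ give $J^+(\sigma P)=\{T\ge 2\pi-d\}$, and therefore
\begin{equation}\label{eq:chart}
\mathsf M(P)=\{d<T<2\pi-d\}=I^+(P)\setminus J^+(\sigma P)=\{|\tau-\tau_0-\pi|+d(\omega,\omega_0)<\pi\};
\end{equation}
see Figure~\ref{fig:chart}. We call $(\tau_0+\pi,\omega_0)$ the \emph{center} of $\mathsf M(P)$; every point of $X$ is the center of exactly one such set.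

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!25] (0,0)--(3.14,3.14)--(0,6.28)--cycle;
\draw[->] (0,-0.8)--(0,7.2) node[above]{$T$};
\draw[->] (-0.5,0)--(4.3,0) node[right]{$d$};
\draw (3.14,-0.8)--(3.14,7.0);
\draw[thick] (0,0)--(3.14,3.14)--(0,6.28);
\fill (0,0) circle (0.09) node[below left]{$P$};
\fill (3.14,3.14) circle (0.09) node[right]{$\sigma P$};
\fill (0,6.28) circle (0.09) node[left]{$\sigma^2P$};
\node at (1.15,3.14) {$\mathsf M(P)$};
\node at (1.9,6.3) {\small $J^+(\sigma P)$};
\node[below right] at (3.14,0) {$\pi$};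
\end{tikzpicture}
\caption{The chart $\mathsf M(P)\subset\mathbf R\times S^n$ for $P=(\tau_0,\omega_0)$, drawn in the coordinates $T=\tau-\tau_0$ and $d=d(\omega,\omega_0)\in[0,\pi]$. The photons from $P$ refocus at $\sigma P$ and again at $\sigma^2P$; the chart is the region between these two light cones.}
\label{fig:chart}
\end{figure}

The product in $\mathbf R^{2,n+1}$ of the vectors representing $(\tau,\omega)$ and $P$ is $\cos d-\cos T$, and the covering $X\to\mathbf{Ein}^{1,n}$ maps $\mathsf M(P)$ bijectively onto the set where this product is nonzero. Indeed, $\cos d\ne\cos T$ means that $T$ lies modulo $2\pi$ in $(d,2\pi-d)$ or in $(-d,d)$, the map $\sigma$ sends $\{-d<T<d\}$ to $\mathsf M(P)$, and $\sigma^k\mathsf M(P)\subset J^+(\sigma P)$ is disjoint from $\mathsf M(P)$ for $k\ge1$. Now write $\mathbf R^{2,n+1}=\mathbf R\oplus\mathbf R^{1,n}\oplus\mathbf R$ with the form $(a,x,b)\mapsto\langle x,x\rangle-2ab$, where $\langle\,,\rangle=-dt^2+|dy|^2$, in such a way that $P$ projects to $[0:0:1]$. The points not orthogonal to $[0:0:1]$ are the $[1:x:\frac12\langle x,x\rangle]$, $x\in\mathbf R^{1,n}$.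 This identifies $\mathsf M(P)$ conformally with $\mathbf R^{1,n}$, and we choose the sign of $t$ so that the time orientations agree. A \emph{chart} $\mathbf R^{1,n}\subset X$ always means a set $\mathsf M(P)$ with such an identification.

\begin{itemize}
\item[\textbf{(E3)}] (a) A chart is causally convex, being the intersection of a future and a past; hence $\ll$ and $\le$ restrict to the Minkowskian relations. (b) The null line $x+sv$ is $[1:x+sv:\frac12\langle x,x\rangle+s\langle x,v\rangle]$, a photon of $\mathbf{Ein}^{1,n}$ minus one point. So the null lines of a chart are open photon arcs of length $\pi$, and their affine parameters are projective. (c) $P$ is the past infinity of $\mathsf M(P)$: $(t,y)\to P$ as $t\to-\infty$ with $y$ fixed. (The limit exists because $\tau$ is monotone and $\overline{\mathsf M(P)}$ is compact, it projects to $[0:0:1]$, and among $P,\sigma P,\sigma^2P$ only $P$ precedes points of $\mathsf M(P)$.) (d) By \eqref{eq:chart}, a closed photon arc of length less than $\pi$ lies in the chart centered at its midpoint.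
\item[\textbf{(E4)}] (Liouville's theorem, valid since $n+1\ge3$.) Conformal diffeomorphisms between connected open subsets of $X$ extend uniquely to conformal transformations of $X$, and these are the lifts of the elements of $\mathrm{PO}(2,n+1)$. The group $G^+$ is a Lie group acting smoothly and transitively on $X$. Elements of $G^+$ fixing $P$ preserve $\mathsf M(P)$ and act on it as similarities $x\mapsto\lambda Ax+a$ with $\lambda>0$, $A\in O^+(1,n)$, and all these similarities occur. The stabilizer in $G^+$ of the origin $0$ of a chart consists of the maps $D\circ\kappa_c$, depending continuously on $D\in\mathbf R_+\times O^+(1,n)$ and $c\in\mathbf R^{1,n}$, where $\kappa_c$ is induced by $(a,x,b)\mapsto(a+\langle c,x\rangle+\frac12\langle c,c\rangle b,\;x+bc,\;b)$. This formula gives $d\kappa_c(0)=\mathrm{id}$ and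
\begin{equation}\label{eq:kappa}
\kappa_c(sv)=\frac{s}{1+s\langle c,v\rangle}\,v\qquad\text{for $v$ null.}
\end{equation}
\end{itemize}

In a chart we write $e_0=\partial_t$ and $C_1=\{(1,\nu):\nu\in S^{n-1}\}$. From now on, \emph{null vector} means nonzero future null vector. Because $n\ge2$, the sphere $C_1$ is connected and each of its nonempty open subsets spans $\mathbf R^{1,n}$. The sum of two non-proportional null vectors is timelike.

The next lemma singles out the diamonds among the sets $I^+(P)\cap I^-(Q)$ by the condition of the Question. Put $\bar D(P,Q)=J^+(P)\cap J^-(Q)$.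

\begin{lemma}\label{lem:diamond}
Let $P\ll Q$ in $X$.
\begin{enumerate}
\item[(a)] Suppose $Q\in\mathsf M(P)$. Then some chart contains $\bar D(P,Q)$, which is there a closed Minkowski diamond, compact and convex, and $I^+(P)\cap I^-(Q)$ is the corresponding open diamond. The set $I^+(P)\cap I^-(Q)$ is also the past cone of $Q$ in the chart $\mathsf M(P)$. It is conformal to $\mathbf R\times\mathbf H^n$ and contains no open photon arc of length $\pi$.
\item[(b)] Suppose $Q\notin\mathsf M(P)$. Then $I^+(P)\cap I^-(Q)$ contains an open photon arc of length $\pi$.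
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P=(0,\omega_0)$, $Q=(T,\omega)$, $d=d(\omega_0,\omega)$.

(a) Let $\omega_1$ be the midpoint of a minimizing geodesic from $\omega_0$ to $\omega$. Since $\frac T2+\frac d2<\pi$, the chart centered at $(T/2,\omega_1)$ contains $P$ and $Q$, and (E3)(a) gives the first assertion. Since $I^-(Q)\subset I^-(\sigma^2P)$, we have $I^+(P)\cap I^-(Q)=\mathsf M(P)\cap I^-(Q)$, the past cone of $Q$. Take $Q$ as origin and write its points as $x=-e^{-s}\eta$ with $s\in\mathbf R$ and $\eta\in\mathbf H^n=\{\langle\eta,\eta\rangle=-1,\ t>0\}$. Then $dx=e^{-s}(\eta\,ds-d\eta)$ and $\langle dx,dx\rangle=e^{-2s}(-ds^2+\mathsf g_{\mathrm{hyp}})$. An open photon arc of length $\pi$ inside $\mathsf M(P)$ is a complete null line $x+rv$ by (E3)(b). If it lay in the cone, the affine function $r\mapsto\langle x,x\rangle+2r\langle x,v\rangle$ would be negative on $\mathbf R$, hence constant, whereas $\langle x,v\rangle\ne0$ for $x$ timelike and $v$ null.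

(b) By \eqref{eq:chart}, $T\ge\pi+d(\omega,-\omega_0)$; also $T>d$, so $T>\pi$ even if $\omega=-\omega_0$. Let $c$ be a unit speed geodesic with $c(0)=-\omega_0$, minimizing up to $\omega$ if $\omega\neq-\omega_0$. For small $\ell>0$ the point $Q'=(\pi+2\ell,c(2\ell))$ satisfies $Q'\le Q$: if $\omega\ne-\omega_0$ because $d(c(2\ell),\omega)=d(-\omega_0,\omega)-2\ell$, and if $\omega=-\omega_0$ as soon as $4\ell\le T-\pi$. Let $e$ be a unit speed geodesic with $e(0)=c(\ell)$ and $e'(0)\perp c'(\ell)$, and let $z_r=(\pi+\ell-r,e(-r))$ for $0<r<\pi$. This is an open photon arc of length $\pi$. A broken geodesic with a corner is not minimizing, so $d(e(-r),c(2\ell))<r+\ell$, that is, $z_r\ll Q'\le Q$. For the same reason, and because $-e(-r)=e(\pi-r)$, we get $d(\omega_0,e(-r))=d(c(0),e(\pi-r))<\ell+\pi-r$, that is, $P\ll z_r$.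
\end{proof}

\subsection{Past sets of Minkowski space}

\begin{lemma}\label{lem:past}
\begin{enumerate}
\item[(a)] Let $\Omega\subset\mathbf R^{1,n}$ be nonempty and open, with $I^-(z)\subset\Omega$ for all $z\in\Omega$. Then $\Omega=\mathbf R^{1,n}$ or $\Omega=\{t<f(y)\}$ with $f:\mathbf R^n\to\mathbf R$ $1$-Lipschitz.
\item[(b)] Let $f:\mathbf R^n\to\mathbf R$ be $1$-Lipschitz and $\Omega=\{t<f(y)\}$. The function $t-f(y)$ is nondecreasing in future causal directions and increasing in future timelike directions. Hence no two points of $\operatorname{graph}f$ differ by a timelike vector, and a null line meets $\Omega$ in the empty set, in a past ray $\{x+sv:s<s_0\}$ with $x+s_0v\in\operatorname{graph}f$, or in the whole line. If $f(y)-t\ge\delta$ at $x=(t,y)$, then $x+sv\in\Omega$ for $v\in C_1$ and $s<\delta/2$.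
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f(y)=\sup\{t:(t,y)\in\Omega\}$. If $(t',y')\in\Omega$ and $t<t'-|y-y'|$, then $(t,y)\in\Omega$. So $f>-\infty$, $f(y)\ge f(y')-|y-y'|$ for all $y,y'$, and $\Omega=\{t<f\}$ by openness. (b) Adding $(T,\bar y)$ with $T\ge|\bar y|$ changes $t-f(y)$ by an amount in $[T-|\bar y|,T+|\bar y|]$.
\end{proof}

\section{Photons of $\widetilde M$ and their Hilbert metric}\label{sec:F}

\subsection{Setting}

From here to the end of Section~\ref{sec:proofA}, $M$ satisfies the hypotheses of Theorem~\ref{thm:A}, except in Section~\ref{sec:models}. Pull back the time orientation of $X$ by $\operatorname{dev}$. A subgroup of index at most $2$ of $\pi_1(M)$ preserves it, and passing to the corresponding cover changes neither $\widetilde M$ nor the hypothesis. So we assume that $\Gamma=\pi_1(M)$ preserves the time orientation, and we let $\rho:\Gamma\to G^+$ be the holonomy, $\operatorname{dev}\circ\gamma=\rho(\gamma)\circ\operatorname{dev}$. We lift from $M$ a Riemannian metric $h$, which is complete on $\widetilde M$, and a $1$-form $\theta$ that is positive on nonzero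 future causal vectors (take $\theta=-g(V,\cdot)$ for a metric $g$ in the conformal class and a future timelike vector field $V$). By compactness of $M$ there is $c_0$ with
\begin{equation}\label{eq:thetah}
c_0^{-1}|v|_h\le\theta(v)\le c_0|v|_h\qquad\text{for all null vectors } v .
\end{equation}
Everything below applies to any developing map. Replacing $\operatorname{dev}$ by $g\circ\operatorname{dev}$ with $g\in G^+$ keeps the time orientation. Replacing it by $\iota\circ\operatorname{dev}$ (and $\theta$ by $-\theta$) reverses the time orientation, so every statement has a \emph{time-reversed} version. When $\operatorname{dev}x$ lies in a chart, we identify $T_x\widetilde M$ with $\mathbf R^{1,n}$ by $d\operatorname{dev}$.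

A \emph{section} over $K\subset X$ is a continuous map $j:K\to\widetilde M$ with $\operatorname{dev}\circ j=\mathrm{id}$. A \emph{photon arc of $\widetilde M$} is a curve whose image under $\operatorname{dev}$ is a photon arc of $X$ traveled monotonically. We use three properties of the local homeomorphism $\operatorname{dev}$.
\begin{itemize}
\item[\textbf{(L1)}] Two sections over a connected set that agree at one point are equal, and so are two lifts of a path with the same initial point.
\item[\textbf{(L2)}] A section over a compact set $K$ extends to a neighborhood of $K$. Indeed, a local homeomorphism that is injective on the compact set $j(K)$ is injective on an open neighborhood $W$ of it, and $(\operatorname{dev}|_W)^{-1}$ extends $j$.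
\item[\textbf{(L3)}] If the photon of $\widetilde M$ from $x$ in the null direction $\xi$ is defined for lengths in $[0,T]$, the same holds for $(x',\xi')$ near $(x,\xi)$, and the point at length $\vartheta$ depends continuously on $(x',\xi',\vartheta)$; the same holds toward the past. Indeed, $\operatorname{dev}$ is injective on the compact arc because $\tau$ is monotone along it, and one lifts nearby arcs of $X$ with the section given by (L2).
\end{itemize}

For $x\in\widetilde M$ and a null direction $\xi$ at $x$, let $T^\pm(x,\xi)\in(0,\infty]$ be the future and past lengths of the maximal photon arc of $\widetilde M$ through $x$ in the direction $\xi$. By (E1), a nonconstant element of $\mathsf{PPL}(\mathbf R,M)$ is the same as an open photon arc of $\widetilde M$ of length $\pi$. So the hypothesis of Theorem~\ref{thm:A} says exactly that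
\begin{equation}\label{eq:H}
T^+(x,\xi)+T^-(x,\xi)<\pi\qquad\text{for all }(x,\xi). \tag{H}
\end{equation}
In particular no complete null line of a chart lifts to $\widetilde M$. Let $e^\pm(x,\xi)\in X$ be the endpoints of the developed maximal arc; we call them the future and past \emph{ends} of the photon. By maximality the arc has no limit in $\widetilde M$ at either end.

\subsection{The function $F$}

By \eqref{eq:H} a maximal photon is projectively a bounded interval $(s_-,s_+)$, and such an interval has the projectively invariant metric
\[
\Big(\frac1{s_+-s}+\frac1{s-s_-}\Big)ds=d\log\frac{s-s_-}{s_+-s},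
\]
its Hilbert metric. We let $F(x,v)$ be the norm of the null vector $v$ for this metric. It is useful to keep track of the two terms separately, in parameters for which the ends may lie at or beyond infinity.

Let $v$ be a null vector at $x$. A projective parameter $s\in\mathbf R\cup\{\infty\}$ on the developed photon is \emph{adapted} to $(x,v)$ if $s=0$ at $x$ and the velocity at $s=0$ is $v$. Along the open arc of $X$ of length $\pi$ issuing from $\operatorname{dev}x$ toward the future, $1/s$ decreases from $+\infty$ to $-\infty$; let $\alpha\in\mathbf R$ be its value at $e^+$. Along the corresponding past arc, $-1/s$ decreases from $+\infty$ to $-\infty$; let $\beta\in\mathbf R$ be its value at $e^-$. Two adapted parameters differ by $s\mapsto s/(1+bs)$, which adds $b$ to $1/s$: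
\begin{equation}\label{eq:shift}
s\mapsto\frac{s}{1+bs}\quad\text{replaces }(\alpha,\beta)\text{ by }(\alpha+b,\beta-b).
\end{equation}
So $F(x,v):=\alpha+\beta$ is well defined. It is $\Gamma$-invariant, unchanged when $\operatorname{dev}$ is replaced by $g\circ\operatorname{dev}$, and homogeneous of degree $1$ in $v$.

\begin{itemize}
\item[\textbf{(F1)}] Let $\vartheta$ be the signed length from $x$ and $m=d\tau(d\operatorname{dev}(v))>0$. The parameter $\tan\vartheta/m$ is adapted, so
\[
F(x,v)=m(\cot T^++\cot T^-)=m\,\frac{\sin(T^++T^-)}{\sin T^+\sin T^-}>0 .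
\]
\item[\textbf{(F2)}] If the photon of $\widetilde M$ contains the points with $|s|<R$ for some adapted parameter, then $\alpha,\beta\le 1/R$ by monotonicity, so $F(x,v)\le2/R$.
\item[\textbf{(F3)}] When $\operatorname{dev}x$ lies in a given chart, $\alpha(x,v)$ and $\beta(x,v)$ denote these numbers for the affine parameter of $\operatorname{dev}x+sv$; they are homogeneous of degree $1$ in $v$. We have $\alpha>0$ if and only if the future end lies in the chart, and then it is $\operatorname{dev}x+r^+v$ with $r^+(x,v)=1/\alpha(x,v)$. We have $\beta\le0$ if and only if the photon contains a lift of the whole past ray, and $\beta=0$ if and only if its past half is exactly that lift. Comparing with (F1), $\tan\vartheta=ms/(1+bs)$, where $m$ and $b$ are smooth functions of $(\operatorname{dev}x,v)$ determined by the chart alone ($b=-\vartheta''(0)/2m$). Hence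
\begin{equation}\label{eq:alphabeta}
\alpha=m\cot T^+-b,\qquad \beta=m\cot T^-+b .
\end{equation}
\item[\textbf{(F4)}] If $x'$ is the point of affine parameter $u\ge0$ on the photon through $x$, then the parameter $s_-=-1/\beta$ of the past end becomes $s_--u$, so $\beta(x',v)=\beta(x,v)/(1+u\beta(x,v))$. Likewise $r^+(x',v)=r^+(x,v)-u$.
\end{itemize}

\section{Three model domains}\label{sec:models}

In this section $\Omega\subset\mathbf R^{1,n}$ is a convex open set containing no complete null line, with the inclusion as developing map. Then \eqref{eq:H} holds, and $\alpha,\beta,F$ are read off from the segments $(x+\mathbf Rv)\cap\Omega$.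

\begin{example}[the cone]\label{ex:cone}
Let $\Omega=I^-(0)$, which is $\mathbf D^{1,n}$ by Lemma~\ref{lem:diamond}. For $x\in\Omega$ and $v$ null, $\langle x,v\rangle>0$ and $\langle x+rv,x+rv\rangle=\langle x,x\rangle+2r\langle x,v\rangle$. So the photon is a past ray, $\beta=0$, and
\[
F(x,v)=\alpha(x,v)=\frac{2\langle x,v\rangle}{-\langle x,x\rangle}=-d\log(-\langle x,x\rangle)(v).
\]
With $x=-e^{-s}\eta$ this is $F=2\,ds$: the function $F$ is the restriction of a $1$-form. The function $e^{-2s}=-\langle x,x\rangle$ is affine along null lines, hence a projective parameter.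
\end{example}

\begin{example}[the cylinder]\label{ex:cyl}
Let $\Omega=\{|y|<1\}$ and $x_\varepsilon=(0,(1-\varepsilon)e_1)$, where $e_1,e_2$ are orthonormal in $\mathbf R^n$. For $v'=(1,e_1)$ the boundary is at affine distance $\varepsilon$, so $F(x_\varepsilon,v')\ge1/\varepsilon$. For $v_\pm=(1,\pm e_2)$, which are tangent to the boundary, both ends are at distance $\sqrt{2\varepsilon-\varepsilon^2}$, so $F(x_\varepsilon,v_\pm)=2/\sqrt{2\varepsilon-\varepsilon^2}$. Now $v_++v_--v'=(1,-e_1)$ is null, so every covector $\theta$ that is positive on future causal vectors satisfies $\theta(v')\le\theta(v_+)+\theta(v_-)$. If $C^{-1}\theta\le F\le C\theta$ held on $\Omega$ for such a $1$-form, we would get $1/\varepsilon\le 4C^2/\sqrt{2\varepsilon-\varepsilon^2}$ for all small $\varepsilon$, which is false.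
\end{example}

This is the first mechanism. On a closed manifold $F$ is comparable with $\theta$ (Proposition~\ref{prop:uniform}), and this excludes timelike pieces of boundary: near such a piece the photons tangent to it are much longer than the transverse ones.

\begin{example}[the half-space]\label{ex:half}
Let $E=\{t<0\}$. Photons are past rays, $\beta=0$ and $F=\alpha=dt/|t|$. Again $F$ is a $1$-form. Both $F$ and the complete metric $h=(dt^2+|dy|^2)/t^2$ are invariant under the transitive group $H$ of maps $x\mapsto\lambda Ax+a$ with $\lambda>0$, $A\in O(n)$, $a\in\{0\}\times\mathbf R^n$. So the first mechanism does not distinguish $E$ from the cone.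
\end{example}

To separate them, let $\Omega=\{t<f(y)\}$ with $f$ $1$-Lipschitz, and compare two measures of the distance to the future boundary: the affine distance $r^+=1/\alpha$ along a photon, and the squared Lorentzian distance. Put
\begin{equation}\label{eq:wG}
w(x)=\sup_{z\in\operatorname{graph}f}-\langle z-x,z-x\rangle,\qquad \mathcal G(x,v)=w(x)\,\alpha(x,v).
\end{equation}
For the cone, $-\langle z-x,z-x\rangle=-\langle x,x\rangle+2\langle z,x\rangle$ with $\langle z,x\rangle\le0$ for $z$ on the past light cone of $0$. So $w=-\langle x,x\rangle$ and $\mathcal G(x,v)=2\langle x,v\rangle$ is \emph{constant} along photons. For the half-space, $w=t^2$ and $\mathcal G(x,v)=|t|\,dt(v)$ \emph{decreases} toward the future.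

Here is how this decrease obstructs a closed quotient of $E$. On the space $E\times C_1$ of null directions, consider the measure $\mu=\alpha\,\mathcal G^{-n}\,dx\,d\nu=|t|^{-n-1}dx\,d\nu$, which is $H$-invariant, and the maps $\Psi_u(x,v)=(x+(1-e^{-u})|t|\,v,\,v)$, which slide $x$ along its photon and multiply the distance to the end by $e^{-u}$. They commute with $H$. For fixed $v$, $\Psi_u$ multiplies $t$ by $e^{-u}$ and translates $y$ by an amount depending only on $t$, so its Jacobian is $e^{-u}$ and $\mu(\Psi_uS)=e^{(n+1)u}e^{-u}\mu(S)=e^{nu}\mu(S)$. If a subgroup of $H$ had a closed manifold as quotient of $E$, then $\Psi_u$ would descend to a homeomorphism of a compact space that multiplies a finite nonzero measure by $e^{nu}$, which is absurd for $u\neq0$. This is the second mechanism. In Section~\ref{sec:rigid} we show that in general $\mathcal G$ is nonincreasing along photons, that finiteness of $\mu$ forces it to be constant, and that this characterizes the cone.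

\section{Uniform estimates}\label{sec:uniform}

Property (L3) says that $T^\pm$ are lower semicontinuous; this is true for any $M$. What could go wrong is that long photons accumulate on a short one. Compactness and \eqref{eq:H} exclude this.

\begin{proposition}\label{prop:uniform}
\begin{enumerate}
\item[(a)] There is $C\ge1$ with $C^{-1}\theta(v)\le F(x,v)\le C\,\theta(v)$ for all null vectors $v$ at all $x\in\widetilde M$.
\item[(b)] The functions $T^\pm$ are continuous. Consequently $e^\pm$ and $F$ are continuous, and so are $\alpha,\beta$ in any chart.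
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Upper bound in (a).} Since $\cot$ is decreasing on $(0,\pi)$ and $T^\pm$ are lower semicontinuous, $F$ is upper semicontinuous by (F1). It is $\Gamma$-invariant, and $\Gamma$ acts cocompactly on the $h$-unit null vectors, so $F$ is bounded above on them. Conclude with \eqref{eq:thetah}.

\emph{Lower bound in (a).} Suppose there are null vectors $v_k$ with $|v_k|_h=1$ and $F(v_k)\to0$. By \eqref{eq:shift} there is an adapted parameter with $\alpha=\beta=F(v_k)/2$, so the maximal photon is a map $c_k:(-R_k,R_k)\to\widetilde M$ with $c_k'(0)=v_k$ and $R_k=2/F(v_k)\to\infty$. One would like to pass to a limit defined on $\mathbf R$ and contradict \eqref{eq:H}, but $|c_k'|_h$ is not controlled away from $0$. We therefore move the base point to where the speed is largest relative to the Hilbert metric of a slightly smaller interval.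

Let $\rho_k=R_k/2$ and let $r_k$ maximize $|c_k'(r)|_h(\rho_k^2-r^2)$ on $[-\rho_k,\rho_k]$; the maximum is at least the value $\rho_k^2$ at $r=0$. Let $\mathsf m$ be the increasing M\"obius automorphism of $(-\rho_k,\rho_k)$ with $\mathsf m(0)=r_k$. It preserves the Hilbert metric, that is, $\mathsf m'(r)/(\rho_k^2-\mathsf m(r)^2)=1/(\rho_k^2-r^2)$. So $\tilde c_k=c_k\circ\mathsf m$ satisfies
\[
|\tilde c_k'(r)|_h(\rho_k^2-r^2)=|c_k'(\mathsf m(r))|_h(\rho_k^2-\mathsf m(r)^2),
\]
which is maximal at $r=0$; hence $a_k:=|\tilde c_k'(0)|_h\ge1$. Put $\hat c_k(s)=\tilde c_k(s/a_k)$ for $|s|<S_k:=a_k\rho_k\to\infty$. Then $s$ is a projective parameter, $|\hat c_k'(0)|_h=1$ and $|\hat c_k'(s)|_h\le(1-s^2/S_k^2)^{-1}$. After composing with elements of $\Gamma$, the points $\hat c_k(0)$ lie in a compact set. Since $h$ is complete, the Arzel\`a--Ascoli theorem gives a subsequence converging locally uniformly to $\hat c:\mathbf R\to\widetilde M$.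

Let $\vartheta_k(s)$ be the signed length from $\hat c_k(0)$ to $\hat c_k(s)$. Then
\[
\tan\vartheta_k(s)=\frac{m_ks}{1+b_ks},\qquad \vartheta_k'(s)=\frac{m_k}{(1+b_ks)^2+m_k^2s^2},
\]
and $m_k=\vartheta_k'(0)$ stays in a compact subset of $(0,\infty)$ because $\hat c_k'(0)$ stays in a compact set of null vectors. On $[-1,1]$ the curves $\hat c_k$ stay in a compact set with bounded $h$-speed, so $\vartheta_k'$ is bounded there. If $|b_k|\to\infty$ along a subsequence, then $\vartheta_k'(-1/b_k)=b_k^2/m_k\to\infty$, a contradiction. So we may assume that $m_k$, $b_k$ and $\hat c_k'(0)$ converge, with limits $m>0$ and $b$ for the first two. Then $\operatorname{dev}\circ\hat c$ travels along a photon with $\tan\vartheta=ms/(1+bs)$ for all $s\in\mathbf R$; it is a nonconstant projectively parametrized photon defined on $\mathbf R$, against the hypothesis.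

\emph{Proof of (b).} It remains to prove upper semicontinuity. Suppose $(x_k,\xi_k)\to(x,\xi)$ and $T_k^+:=T^+(x_k,\xi_k)\to T'>T^+(x,\xi)$, and choose $T''$ with $T^+(x,\xi)<T''<T'$. Parametrize the photon from $x_k$ by the length $\vartheta\in[0,T'']$. By (F1), $F$ of its velocity equals $\cot(T_k^+-\vartheta)+\cot(T_k^-+\vartheta)$. This is bounded above uniformly in $k$ and $\vartheta$, since $T_k^+-\vartheta\ge T'-T''-o(1)$ and $T_k^-+\vartheta\ge T^-(x,\xi)-o(1)$ by lower semicontinuity. By (a) and \eqref{eq:thetah} these arcs have bounded $h$-speed, so a subsequence converges to a photon arc of $\widetilde M$ from $x$ in the direction $\xi$ of length $T''>T^+(x,\xi)$, a contradiction. Time reversal gives the statement for $T^-$, and the rest follows from (E1), (F1) and \eqref{eq:alphabeta}.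
\end{proof}

\section{Ends of photons are locally achronal}\label{sec:achronal}

The manifold $\widetilde M$ has no boundary in $X$ yet, since $\operatorname{dev}$ is not known to be injective. Near the end $b$ of one photon, however, one can look at the ends of the parallel photons issuing from a small transversal. We show that they form a hypersurface that does not depend on the chosen direction, and that this hypersurface is achronal.

\begin{proposition}\label{prop:achronal}
Let $x\in\widetilde M$, let $v_0$ be a null vector at $x$ with future end $b$, and fix a chart containing the closed developed arc from $\operatorname{dev}x$ to $b$. Let $N\ni x$ be open with $\operatorname{dev}|_N$ injective, let $\Sigma\subset\operatorname{dev}(N)$ be an open disc around $\operatorname{dev}x$ in a spacelike hyperplane, and for $w\in\Sigma$ let $\hat w\in N$ be the point over $w$. There are Lorentz coordinates $(t,y)$ of the chart with $b=0$, a box $\mathcal B=\{|y|<r,\ |t|<r'\}$, a $1$-Lipschitz function $f:\{|y|<r\}\to(-r',r')$ with $f(0)=0$, and a section $i$ over $U=\{(t,y)\in\mathcal B:t<f(y)\}$, such that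 every $z\in\mathcal B$ is of the form $z=w(z)+\ell(z)v_0$ with $w(z)\in\Sigma$, $\ell(z)>0$, and:
\begin{enumerate}
\item $z\in U$ if and only if the segment $[w(z),z]$ has a lift starting at $\hat w(z)$, and then the lift ends at $i(z)$;
\item if $z\in\operatorname{graph}f$, then $i(z-sv_0)$ is defined for small $s>0$ and has no limit in $\widetilde M$ as $s\downarrow0$.
\end{enumerate}
\end{proposition}

A chart as in the statement exists by \eqref{eq:H} and (E3)(d), but in Section~\ref{sec:diamonds} the chart will be given in advance.

\begin{proof}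
Start with any Lorentz coordinates $(t^\circ,y^\circ)$ of the chart, with Euclidean norm $\|\cdot\|$, and normalize $v_0\in C_1$.

\emph{Step 1: independence of the direction.} We have $b=\operatorname{dev}x+r^+(x,v_0)v_0$, and $\alpha$ is continuous and positive at $(x,v_0)$. So there are a connected open neighborhood $V$ of $v_0$ in $C_1$ and a ball $B_0$ around $b$ such that for $z\in B_0$, $v\in V$ we can write $z=w(z,v)+\ell(z,v)v$ with $w(z,v)\in\Sigma$ and $\ell(z,v)>0$ continuous, and $r^+(\hat w(z,v),v)$ is finite and continuous. Let $U_v$ be the set of $z\in B_0$ with $\ell(z,v)<r^+(\hat w(z,v),v)$; these are the $z$ for which $[w(z,v),z]$ lifts from $\hat w(z,v)$. Let $i_v(z)$ be the endpoint of the lift. By (L3) it is continuous in $(z,v)$.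

Fix $z\in B_0$ and let $I=\{v\in V:z\in U_v\}$, an open subset of $V$. The map $v\mapsto i_v(z)$ takes values in the discrete fiber $\operatorname{dev}^{-1}(z)$, so it is constant on each component of $I$. Suppose $\emptyset\ne I\ne V$. A component $I'$ of $I$ is open in the connected set $V$ and is not all of it, so it has a boundary point $v_*\in V$; and $v_*\notin I$, since otherwise the component of $v_*$ would be an open set meeting $I'$. Let $\hat z$ be the value of $i_v(z)$ on $I'$ and let $v_j\in I'$, $v_j\to v_*$. Writing $\lambda(v)$ for the length of $[w(z,v),z]$ as a photon arc, we have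
\[
T^-(\hat z,v_j)=\lambda(v_j)+T^-(\hat w(z,v_j),v_j),
\]
and in the limit, by Proposition~\ref{prop:uniform}(b), $T^-(\hat z,v_*)=\lambda(v_*)+T^-(\hat w(z,v_*),v_*)>\lambda(v_*)$. So the past photon from $\hat z$ in the direction $v_*$ reaches a point over $w(z,v_*)$. By (L3) this point is the limit of the points $\hat w(z,v_j)$, namely $\hat w(z,v_*)$. Hence $v_*\in I$, a contradiction. Thus $I=\emptyset$ or $I=V$.

So $U_0:=U_v$ and $i:=i_v$ do not depend on $v\in V$; $U_0$ is open and $i$ is a section over it. If $z\in U_0$, $v\in V$, $s\ge0$ and $z-sv\in B_0$, then $z-sv\in U_0$, because $w(\cdot,v)$ is unchanged and $\ell(\cdot,v)$ decreases. Finally $b\notin U_0$, while $b-sv_0\in U_0$ for small $s>0$.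

\emph{Step 2: $U_0$ is bounded by a Lipschitz graph.} Let $K$ be the convex cone generated by $V$. It has nonempty interior because $V$ spans, and its interior consists of timelike vectors. Let $4\epsilon$ be the radius of $B_0$. If $z\in U_0$, $\|z-b\|<\epsilon$, $k\in K$ and $\|k\|\le2\epsilon$, then $z-k\in U_0$: write $k=\sum\lambda_iv_i$ with $\lambda_i\ge0$, $v_i\in V$, and subtract the terms one at a time; the partial sums have norm at most $\sqrt2\sum\lambda_i=\sqrt2\,t^\circ(k)<3\epsilon$, so we stay in $B_0$.

Choose Lorentz coordinates $(t,y)$ with $b=0$ and $e_0$ in the interior of $K$, and $L\ge1$ with $\{t\ge L|y|\}\subset K$. Take $\mathcal B=\{|y|<r,\ |t|<2Lr\}$ inside the ball of radius $\epsilon$ around $b$, and $U=U_0\cap\mathcal B$. Let $z=(t,y)\in\mathcal B$. If $t<-L|y|$, then $z\in U$: take $u_j\in U_0$ with $u_j\to0$, so that $u_j-z\in K$ for large $j$. If $t>L|y|$, then $z\notin U$, since otherwise $0=z-z\in U_0$. Since $U$ is open and each vertical segment of $\mathcal B$ meets it in a lower subinterval, $U=\{t<f(y)\}\cap\mathcal B$ with $|f(y)|\le L|y|$. The function $f$ is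 $L$-Lipschitz: if $(t,y)\in U$ and $|y'|<r$, then either $(t-L|y-y'|,y')$ lies in $\mathcal B$, hence in $U$, or $t-L|y-y'|\le-2Lr<f(y')$; in both cases $f(y')\ge t-L|y-y'|$.

Let $z\in\operatorname{graph}f$ and $v\in V$. From $z\notin U_v$ we get $\ell(z,v)\ge r^+(\hat w(z,v),v)$, and from $z\in\overline{U_v}$ and continuity the reverse inequality. So
\begin{equation}\label{eq:isend}
z \text{ is the future end of the photon from }\hat w(z,v)\text{ in the direction }v,\quad\text{for every } v\in V,
\end{equation}
this photon is $s\mapsto i(z-sv)$ near its end, and assertions 1 and 2 follow with $v=v_0$.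

\emph{Step 3: $f$ is $1$-Lipschitz.} This is the computation of Example~\ref{ex:cyl} at a point of differentiability. By Rademacher's theorem $f$ is differentiable almost everywhere, and a Lipschitz function on a ball with $|\nabla f|\le1$ almost everywhere is $1$-Lipschitz (its mollifications are). So suppose that $f$ is differentiable at $y_1$ with $a=\nabla f(y_1)$, $|a|>1$. Put $z_1=(f(y_1),y_1)$ and $\mathcal L(t,y)=t-\langle a,y\rangle$. Rescale the elements of $V$ so that $dt=1$ on them; \eqref{eq:isend} only concerns directions. For $v=(1,\nu)\in V$ and small $s>0$ we have $z_1-sv\in U$, that is, $f(y_1)-s<f(y_1)-s\langle a,\nu\rangle+o(s)$, so $\mathcal L(v)\ge0$. The set $\{\nu\in S^{n-1}:\langle a,\nu\rangle=1\}$ is a sphere of dimension $n-2\ge0$: it contains two points $\nu_1\ne\nu_2$ and has empty interior in $S^{n-1}$. So there is $v'\in V$ with $\mathcal L(v')>0$, and $v_i=(1,\nu_i)$ satisfy $\mathcal L(v_i)=0$. Let $x_\varepsilon=i(z_1-\varepsilon v')$.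

First, $\varepsilon F(x_\varepsilon,v')\to1$ as $\varepsilon\downarrow0$. Indeed $\alpha(x_\varepsilon,v')=1/\varepsilon$ by \eqref{eq:isend}. With $\hat w=\hat w(z_1,v')$, $\rho=r^+(\hat w,v')$ and $\beta_0=\beta(\hat w,v')$, (F4) gives $\beta(x_\varepsilon,v')=\beta_0/(1+(\rho-\varepsilon)\beta_0)$, which stays bounded because $1+\rho\beta_0=\rho F(\hat w,v')>0$.

Second, fix $R>0$. The points $z=(t,y)=z_1-\varepsilon v'+sv_i$ with $|s|\le R\varepsilon$ satisfy $t-f(y_1)-\langle a,y-y_1\rangle=-\varepsilon\mathcal L(v')$, while $|y-y_1|\le(R+1)\varepsilon$ gives $f(y)-f(y_1)-\langle a,y-y_1\rangle\ge-o(\varepsilon)$. For small $\varepsilon$ the segment lies in $U$ and is lifted by $i$, so $F(x_\varepsilon,v_i)\le2/(R\varepsilon)$ by (F2).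

Since $v_1+v_2$ is timelike, there is $c>0$ with $c(v_1+v_2)-v'$ future causal. At $x_\varepsilon$ this gives $\theta(v')\le c(\theta(v_1)+\theta(v_2))$, and by Proposition~\ref{prop:uniform}(a)
\[
F(x_\varepsilon,v')\le cC^2\big(F(x_\varepsilon,v_1)+F(x_\varepsilon,v_2)\big)\le\frac{4cC^2}{R\varepsilon}.
\]
Multiplying by $\varepsilon$ and letting $\varepsilon\downarrow0$, we get $1\le4cC^2/R$ for every $R$, a contradiction.
\end{proof}

\section{Lifting diamonds}\label{sec:diamonds}

For $p\in\widetilde M$, $I^\pm(p)$ denote the chronological future and past in $\widetilde M$, defined by timelike curves of $\widetilde M$; they are open. We write $p\ll q$ for $q\in I^+(p)$.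

\begin{proposition}\label{prop:lift}
Let $p\ll q$ in $\widetilde M$, $P=\operatorname{dev}p$, $Q=\operatorname{dev}q$. Then $Q\in\mathsf M(P)$, and there is a section over $\bar D(P,Q)$ with $P\mapsto p$ and $Q\mapsto q$.
\end{proposition}

The conclusion fails for the cylinder of Example~\ref{ex:cyl}, where a growing diamond first touches the timelike boundary along its equator. The proof lets a diamond grow along a timelike curve from $p$ to $q$. Continuity of $T^-$ shows that the equator is the only place where the growth can stop, and achronality excludes this.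

\begin{proof}
Let $c:[0,1]\to\widetilde M$ be a future timelike curve from $p$ to $q$ and $Q_s=\operatorname{dev}c(s)$. Let $A$ be the set of $s\in(0,1]$ such that $Q_s\in\mathsf M(P)$ and there is a section $j_s$ over $\bar D(P,Q_s)$ with $j_s(P)=p$. For $s\in A$, the set $\bar D(P,Q_s)$ is connected by Lemma~\ref{lem:diamond}(a), so $j_s$ is unique; and $j_s(Q_{s'})=c(s')$ for $s'\le s$ by (L1), since $\operatorname{dev}\circ c|_{[0,s]}$ stays in $\bar D(P,Q_s)$. It suffices to prove $1\in A$.

If $s\in A$ and $s'<s$, then $P\ll Q_{s'}\ll Q_s\ll\sigma^2P$ and $\bar D(P,Q_{s'})\subset\bar D(P,Q_s)$, so $s'\in A$ and $j_{s'}$ is the restriction of $j_s$. Small $s$ belong to $A$, because $\bar D(P,Q_s)$ shrinks to $P$ by (E2). The set $A$ is open in $(0,1]$: by (L2), $j_s$ extends to an open set $W\supset\bar D(P,Q_s)$, and $\bar D(P,Q_{s'})\subset W$ for $s'$ near $s$, since points $z_k\in\bar D(P,Q_{s_k})\setminus W$ with $s_k\to s$ would accumulate at a point of $\bar D(P,Q_s)\setminus W$, the relation $\le$ being closed. It remains to show that $(0,s_1)\subset A$ implies $s_1\in A$. Put $Q_1'=Q_{s_1}$;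 to lighten notation we write $Q_1$ for this point and $q_1=c(s_1)$. The sets $J^+(P)\cap I^-(Q_s)$, $s<s_1$, are relatively open in
\[
E:=J^+(P)\cap I^-(Q_1)
\]
and exhaust it, so the $j_s$ glue to a section $j$ over $E$. By \eqref{eq:H}, $E$ contains no open photon arc of length $\pi$, so $Q_1\in\mathsf M(P)$ by Lemma~\ref{lem:diamond}(b).

We now work in a chart containing $\bar D(P,Q_1)$, in which $E$ is convex. We must extend $j$ to $\bar D(P,Q_1)\setminus E=J^+(P)\cap\partial J^-(Q_1)$. Let $k=Q_1-P$, a future timelike vector. For $v\in C_1$, the function $r\mapsto\langle k-rv,k-rv\rangle=\langle k,k\rangle-2r\langle k,v\rangle$ is increasing and vanishes at $\rho(v)=\langle k,k\rangle/2\langle k,v\rangle>0$, which is continuous in $v$. So $Q_1-rv\in I^+(P)$ for $0\le r<\rho(v)$, and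
\[
J^+(P)\cap\partial J^-(Q_1)=\{Q_1-rv:\ v\in C_1,\ 0\le r\le\rho(v)\}.
\]
The natural candidate for the extension is given by the past photons from $q_1$. Fix $v\in C_1$, put $\rho=\rho(v)$ and $a=Q_1-\rho v$. The vector $a-P=k-\rho v$ is null and not proportional to $v$, because $k$ is timelike. So $a=P+s_av'$ with $s_a>0$, $v'\in C_1$, $v'\ne v$.

\emph{Step A: the past photon from $q_1$ in the direction $v$ covers $Q_1-rv$ for $0\le r<\rho$.} Fix $r<\rho$. For $s<s_1$ close to $s_1$ the segment $[Q_s-rv,Q_s]$ lies in $I^+(P)\cap J^-(Q_s)\subset E$, and $j$ lifts it to a photon arc ending at $c(s)$. So $T^-(c(s),v)$ is at least the length of this segment. By continuity of $T^-$, the photon from $q_1$ covers $Q_1-r'v$ for $r'<r$, and $r<\rho$ was arbitrary. Let $\gamma_v(r)$ be its point over $Q_1-rv$. Since $j(Q_s-rv)$ lies on the photon from $c(s)$, (L3) gives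
\begin{equation}\label{eq:conv}
j(Q_s-rv)\to\gamma_v(r)\quad\text{as }s\uparrow s_1,\qquad 0\le r<\rho .
\end{equation}

\emph{Step B: it also covers $a$.} Suppose not; then $a$ is its past end. See Figure~\ref{fig:stepB}. Let $w_0=a+\frac\rho2v\in I^+(P)$ and $\hat w_0=\gamma_v(\rho/2)$. Let $N\ni\hat w_0$ be an open set mapped homeomorphically by $\operatorname{dev}$ onto a ball $B\subset I^+(P)$. The set $B\cap I^-(Q_1)$ is convex and contained in $E$, and for $s$ near $s_1$ it contains $Q_s-\frac\rho2v$, whose image under $j$ lies in $N$ by \eqref{eq:conv}. By (L1),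
\begin{equation}\label{eq:jN}
j=(\operatorname{dev}|_N)^{-1}\quad\text{on }B\cap I^-(Q_1).
\end{equation}
Apply the time-reversed Proposition~\ref{prop:achronal} at $(\hat w_0,v)$, in the present chart, with this $N$ and a disc $\Sigma\ni w_0$ in $B$. We get coordinates $(t,y)$, a box $\mathcal B\ni a$, a $1$-Lipschitz function $f^-$ with $a\in\operatorname{graph}f^-$, and a section $i^-$ over $U^-=\{t>f^-(y)\}\cap\mathcal B$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,0)--(2,2)--(1.25,2.75)--(-0.75,0.75)--cycle;
\draw[thick] (0,0)--(2,2)--(-1,5)--(-3,3)--cycle;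
\draw (-0.9,3.5)--(1.2,3.5) node[right]{$\Sigma$};
\draw[dashed] (1.5,1.5)--(-0.5,3.5);
\fill (0,0) circle (0.05) node[below]{$P$};
\fill (2,2) circle (0.05) node[right]{$a$};
\fill (-1,5) circle (0.05) node[above]{$Q_1$};
\fill (1.5,1.5) circle (0.05) node[below right]{$z_0$};
\fill (0.5,3.5) circle (0.05) node[above right]{$w_0$};
\node at (0.25,1.0) {$R$};
\draw[->] (2.9,0.3)--(3.4,0.8) node[right]{$v'$};
\draw[->] (2.9,0.3)--(2.4,0.8) node[above]{$v$};
\end{tikzpicture}
\caption{The plane through $P$ spanned by the null vectors $v$ and $v'$. The large rectangle is its intersection with the diamond $\bar D(P,Q_1)$, and the shaded part is its intersection with $R$. If the photon along the edge $[a,Q_1]$ had its past end at $a$, achronality of the ends would force the parallel (dashed) photon to have its past end at $z_0$; but $z_0$ lies in the part of the diamond that has already been lifted.}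
\label{fig:stepB}
\end{figure}

Let $R=I^+(P)\cap I^-(a+\frac\rho4v)$. For $z\in R$ and $0\le s\le\frac{3\rho}4$ we have $P\ll z+sv\ll a+(\frac\rho4+s)v\le Q_1$, so $z+sv\in E$. If $z\in R$ is close to $a$, then $z\in\mathcal B$ and $z+\ell v\in\Sigma$ with $\ell$ close to $\rho/2$. The segment $[z,z+\ell v]$ is lifted by $j$, and by \eqref{eq:jN} its endpoint $z+\ell v$ is lifted into $N$. By assertion 1 of Proposition~\ref{prop:achronal}, $z\in U^-$ and $i^-(z)=j(z)$.

Let $z_0=a-sv'$ with $s>0$ small. For small $\varepsilon>0$ the vectors
\[
z_0+\varepsilon v-P=(s_a-s)v'+\varepsilon v,\qquad a+\tfrac\rho4v-(z_0+\varepsilon v)=sv'+(\tfrac\rho4-\varepsilon)v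
\]
are future timelike, so $z_0+\varepsilon v\in R$. Hence $z_0\in\overline{U^-}$, that is, $t(z_0)\ge f^-(y(z_0))$. On the other hand $f^-$ is $1$-Lipschitz, $a$ lies on its graph and $a-z_0$ is null, so $f^-(y(z_0))\ge t(a)-|y(a)-y(z_0)|=t(z_0)$. Thus $z_0\in\operatorname{graph}f^-$, and by assertion 2, $i^-(z_0+\varepsilon v)$ has no limit as $\varepsilon\downarrow0$. But $z_0\in E$, because $z_0-P=(s_a-s)v'$ is null and $Q_1-z_0=\rho v+sv'$ is timelike. So $i^-(z_0+\varepsilon v)=j(z_0+\varepsilon v)\to j(z_0)$, a contradiction.

\emph{Step C: extension.} Define $j(Q_1-rv)=\gamma_v(r)$ for $v\in C_1$, $0\le r\le\rho(v)$. By (L3), $(r,v)\mapsto\gamma_v(r)$ is continuous on the compact set $\{0\le r\le\rho(v)\}$. The map $(r,v)\mapsto Q_1-rv$ only collapses $\{r=0\}$ to a point, where $\gamma_v(0)=q_1$. So $j$ is continuous on $\partial:=J^+(P)\cap\partial J^-(Q_1)$. It is continuous at points of $E$, which is relatively open in $\bar D(P,Q_1)$. Let $z\in\partial$ and let $N\ni j(z)$ be open and mapped homeomorphically onto a ball $B$. If $j$ sends one point of the convex set $E\cap B$ into $N$, then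 $j=(\operatorname{dev}|_N)^{-1}$ on $E\cap B$ by (L1), and also on $\partial$ near $z$, so $j$ is continuous at $z$. For $z=Q_1-rv$ with $0\le r<\rho(v)$ such a point is $Q_s-rv$, by \eqref{eq:conv}. For $z=Q_1-\rho(v)v$ and small $\varepsilon>0$, the point $z_\varepsilon=z+\varepsilon v\in\partial$ lies in $B$ with $j(z_\varepsilon)\in N$, and $j$ is continuous at $z_\varepsilon$ by the previous case; points of $E$ close to $z_\varepsilon$ are as required. Hence $s_1\in A$.
\end{proof}

\begin{corollary}\label{cor:future}
Let $p\in\widetilde M$, $P=\operatorname{dev}p$, and use the chart $\mathsf M(P)=\mathbf R^{1,n}$.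
\begin{enumerate}
\item $\operatorname{dev}$ maps $I^+(p)$ injectively onto $\Omega_p=\{t<f_p(y)\}\subset\mathsf M(P)$ with $f_p:\mathbf R^n\to\mathbf R$ $1$-Lipschitz, and $\Omega_p$ contains no complete null line.
\item Identify $\Omega_p$ with $I^+(p)$. For $x\in\Omega_p$ and $v$ null, $(x+\mathbf Rv)\cap\Omega_p=\{x+sv:s<r^+(x,v)\}$ with $r^+(x,v)<\infty$; moreover $\alpha=1/r^+>0$, $\beta\le0$ and $F\le\alpha$.
\item If $p'\ll p$ in $\widetilde M$, then $\Omega_p=I^+(P)\cap\Omega_{p'}$.
\end{enumerate}
\end{corollary}

\begin{proof}
1. If $q,q'\in I^+(p)$ lie over the same $Q$, both are the value at $Q$ of the unique section over $\bar D(P,Q)$ with $P\mapsto p$, so $q=q'$. The set $\Omega_p:=\operatorname{dev}(I^+(p))$ is open, nonempty and contained in $\mathsf M(P)$. If $Q\in\Omega_p$ and $z\in\mathsf M(P)\cap I^-(Q)$, the straight timelike segment from $P$ to $z$ in a chart containing $\bar D(P,Q)$ is lifted by the section to a timelike curve from $p$, so $z\in\Omega_p$. Null lines in $\Omega_p$ lift to $I^+(p)$, so none is complete, by \eqref{eq:H}. Now apply Lemma~\ref{lem:past}(a).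

2. By Lemma~\ref{lem:past}(b) and part 1, the line meets $\Omega_p$ in a past ray $\{s<s_0\}$, which lifts to $I^+(p)$. So $\beta\le0$ by (F3), and it remains to see that the photon of $\widetilde M$ ends at $s_0$. For this we show that a future photon from $x\in I^+(p)$ stays in $I^+(p)$; then it cannot contain a point over $x+s_0v\notin\Omega_p$. Let $\hat z$ be on such a photon. By (E3)(d) and (L2), the closed arc from $x$ to $\hat z$ has a neighborhood $W$ on which $\operatorname{dev}$ is injective with image in a chart. Let $x'\in W$ be a point close to $x$ on a timelike curve from $p$ to $x$. In the chart, the segment from $\operatorname{dev}x'$ to $\operatorname{dev}\hat z$ is timelike (a timelike plus a null vector) and close to the arc, so it lifts in $W$ to a timelike curve from $x'$ to $\hat z$. Hence $p\ll\hat z$.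

3. The inclusion $\subset$ holds because $I^+(p)\subset I^+(p')$. Let $z\in I^+(P)\cap\Omega_{p'}$ and $P'=\operatorname{dev}p'$, and consider the section over $\bar D(P',z)$ with $P'\mapsto p'$. Lifting the timelike segment from $P'$ to $P$, we see that the section sends $P$ to a point of $I^+(p')$ over $P$, which is $p$ by part 1. Lifting the timelike segment from $P$ to $z$ gives $z\in\Omega_p$.
\end{proof}

\section{The shape of the functions $f_p$}\label{sec:shape}

To identify all of $\widetilde M$ we will zoom in at a point $b\in\operatorname{graph}f_p$. The zoom is controlled in the null directions $v$ along which $b$ is visible from inside $\Omega_p$, that is, $b-sv\in\Omega_p$ for $s>0$. So we need boundary points that are visible along all, or at least a dense set of, null directions. Call $b\in\operatorname{graph}f_p$ \emph{good} if $b-sv\in\Omega_p$ for all $v\in C_1$ and $s>0$. By Lemma~\ref{lem:past}(b), $b$ fails to be good exactly when some null segment $[b-s_0v,b]$, $s_0>0$, lies in $\operatorname{graph}f_p$. There are two cases.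
\begin{itemize}
\item \textbf{Case I:} some $f_p$ has a good point.
\item \textbf{Case II:} no $f_p$ has a good point.
\end{itemize}

For a concave function $f:\mathbf R^n\to\mathbf R$, let $D^+f(y)=\{\xi:f(y')\le f(y)+\langle\xi,y'-y\rangle\ \ \forall y'\}$ be the superdifferential. It is a nonempty compact convex set, reduced to $\{\nabla f(y)\}$ exactly at the points of differentiability. The defining inequality passes to limits, so $y_k\to y$, $\xi_k\to\xi$, $\xi_k\in D^+f(y_k)$ imply $\xi\in D^+f(y)$. Adding the inequalities at two points gives monotonicity: $\langle\xi-\xi',y-y'\rangle\le0$ for $\xi\in D^+f(y)$, $\xi'\in D^+f(y')$.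

\begin{lemma}\label{lem:concave}
Assume Case II, fix $p$ and let $f=f_p$. Then $f$ is concave. The closed set $Z_y:=S^{n-1}\cap D^+f(y)$ is nonempty and $D^+f(y)=\operatorname{conv}Z_y$. If $b=(f(y),y)$, $v=(1,\nu)\in C_1$ and $\nu\notin Z_y$, then $b-sv\in\Omega_p$ for all $s>0$. There is $y$ with $|Z_y|\ge2$.
\end{lemma}

\begin{proof}
Let $b=(f(y),y)$ and let $v=(1,\nu)$ be such that $[b-s_0v,b]\subset\operatorname{graph}f$ for some $s_0>0$; such a $v$ exists since $b$ is not good. We claim that the whole ray $b-sv$, $s\ge0$, lies in the graph. Otherwise let $s_0$ be maximal and $b'=b-s_0v$. As $b'$ is not good, $[b'-s'v',b']\subset\operatorname{graph}f$ for some $s'>0$, $v'\in C_1$. If $v'=v$ this contradicts maximality. If $v'\ne v$, the points $b$ and $b'-s'v'$ of the graph differ by the timelike vector $s_0v+s'v'$, against Lemma~\ref{lem:past}(b). Hence, for all $y'$,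
\[
f(y')\le f(y-s\nu)+|y'-y+s\nu|=f(y)-s+|y'-y+s\nu|\ \longrightarrow\ f(y)+\langle\nu,y'-y\rangle\qquad(s\to\infty).
\]
So at every point $f$ is touched from above by an affine function; it is the infimum of these, hence concave, and $\nu\in Z_y$. This also shows that for $\nu\notin Z_y$ no null segment in the direction $(1,\nu)$ ending at $b$ lies in the graph, which is the third assertion.

At points of differentiability $\emptyset\ne Z_y\subset\{\nabla f(y)\}$, so $\nabla f$ is a unit vector. By \cite[Theorem~25.6]{Rockafellar}, for a finite concave function on $\mathbf R^n$ the set $D^+f(y)$ is the closed convex hull of the set $S_y$ of limits of gradients at points of differentiability converging to $y$. Here $S_y$ is a compact subset of $Z_y$, so $D^+f(y)=\operatorname{conv}S_y\subset\operatorname{conv}Z_y\subset D^+f(y)$.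

Suppose $|Z_y|=1$ for all $y$. Then $f$ is differentiable, $|\nabla f|=1$, and $\nabla f$ is continuous because its graph is closed. By Peano's theorem the bounded continuous field $\nabla f$ has an integral curve $y(\cdot)$ on $[0,\infty)$ with $y(0)=0$, and $s=f(y(s))-f(0)\le|y(s)|\le s$. A unit speed curve with $|y(s)-y(0)|=s$ is a straight line, so $y(s)=s\nu$ with $\nu=\nabla f(0)$ and $f(s\nu)=f(0)+s$ for $s\ge0$. Then $f(y')\ge f(0)+s-|y'-s\nu|\to f(0)+\langle\nu,y'\rangle$. The opposite inequality holds since $\nu\in D^+f(0)$. So $\Omega_p=\{t<f(0)+\langle\nu,y\rangle\}$ contains complete null lines in the direction $(1,\nu)$, against Corollary~\ref{cor:future}.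
\end{proof}

At a point with $|Z_y|\ge2$ the visible directions are those outside $Z_y$, and they are dense when $Z_y$ has empty interior. The next lemma finds such a point near any point where $Z_y$ is neither a single point nor the whole sphere. The idea is that points where $Z_y$ has interior are countable, while points with $|Z_y|\ge2$ come in continua.

\begin{lemma}\label{lem:thin}
Assume Case II and let $f=f_p$. If $|Z_{y_0}|\ge2$ and $Z_{y_0}\ne S^{n-1}$ for some $y_0$, then there is $y_1$ such that $|Z_{y_1}|\ge2$ and $Z_{y_1}$ has empty interior in $S^{n-1}$.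
\end{lemma}

\begin{proof}
Let $D=D^+f(y_0)=\operatorname{conv}Z_{y_0}$. There is $\xi_0\in\partial D$ with $|\xi_0|<1$. If $D$ has empty interior, take the midpoint of two points of $Z_{y_0}$. Otherwise take $\zeta\in S^{n-1}\setminus Z_{y_0}$, so $\zeta\notin D$, and let $\xi_0$ be the exit point from $D$ of the segment from an interior point of $D$ to $\zeta$; all points of this segment other than $\zeta$ have norm less than $1$. Let $w_0$ be a unit vector with $\langle\xi-\xi_0,w_0\rangle\ge0$ on $D$, so that $\xi_0-w_0\notin D$.

For $s>0$ let $y_s$ be the unique maximizer of the strictly concave function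
\[
g_s(y)=f(y)-\langle\xi_0-w_0,y-y_0\rangle-\frac{|y-y_0|^2}{2s},
\]
which tends to $-\infty$ at infinity. Put $\zeta_s=(y_s-y_0)/s$ and $\xi_s=\xi_0-w_0+\zeta_s$. Then $\xi_s\in D^+f(y_s)$: in $g_s(y_s+\lambda(y-y_s))\le g_s(y_s)$ use $f(y_s+\lambda(y-y_s))-f(y_s)\ge\lambda(f(y)-f(y_s))$, divide by $\lambda$ and let $\lambda\downarrow0$. In particular $y_s\ne y_0$. Monotonicity, $\langle\xi_s-\xi_0,y_s-y_0\rangle\le0$, reads $|\zeta_s|^2\le\langle w_0,\zeta_s\rangle$. So $|\zeta_s|\le1$ and $|y_s-y_0|\le s$. The map $s\mapsto y_s$ is continuous, because it is locally bounded and a limit of maximizers of $g_{s_k}$, $s_k\to s$, maximizes $g_s$. Any limit $\zeta$ of $\zeta_s$ as $s\to0$ satisfies $\xi_0-w_0+\zeta\in D$, so $\langle\zeta,w_0\rangle\ge1$ and $\zeta=w_0$. Hence $\xi_s\to\xi_0$, and $|\xi_s|<1$ for $0<s\le s_0$. Since $\xi_s\in\operatorname{conv}Z_{y_s}$, we get $|Z_{y_s}|\ge2$. The set $\{y_s:0<s\le s_0\}$ is connected, accumulates at $y_0$ and does not contain it, so it has more than one point and is uncountable.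

If $Z_y$ has interior in $S^{n-1}$, then $D^+f(y)$ has interior in $\mathbf R^n$. If $\xi$ is interior to both $D^+f(y)$ and $D^+f(y')$, monotonicity applied to $\xi+\eta$ and $\xi$ gives $\langle\eta,y-y'\rangle\le0$ for all small $\eta$, so $y=y'$. Disjoint nonempty open sets are countable in number, so some $y_s$ is as required.
\end{proof}

In Case II at least one of the following holds.
\begin{itemize}
\item \textbf{Case IIa:} for every $p\in\widetilde M$ there is $y$ with $Z_y=S^{n-1}$.
\item \textbf{Case IIb:} for some $p$ there is $y_1$ with $|Z_{y_1}|\ge2$ and $Z_{y_1}$ of empty interior in $S^{n-1}$.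
\end{itemize}
Indeed, if IIa fails, take $p$ for which no $Z_y$ is the whole sphere and combine Lemmas~\ref{lem:concave} and~\ref{lem:thin}.

\begin{remark}
For the diamond $I^-(0)\subset\mathbf R^{1,n}$, the future of $p$ is $I^+(p)\cap I^-(0)$, a past cone in $\mathsf M(p)$ by Lemma~\ref{lem:diamond}. So $f_p=-|y|$ up to translation, $Z_0=S^{n-1}$ and $Z_y=\{-y/|y|\}$ for $y\ne0$: the diamond is in Case IIa and not in Case IIb. For the half-space $\{t<0\}$, the graph of $f_p$ is the spacelike disc $\{t=0\}\cap I^+(p)$, which contains no null segment, so every point is good. Sections~\ref{sec:rescale} and~\ref{sec:rigid} deal with this kind of behavior.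
\end{remark}

\section{Rescaling at a boundary point}\label{sec:rescale}

\begin{proposition}\label{prop:rescale}
In Case I or IIb there are a chart $\mathbf R^{1,n}\subset X$, an element $\psi\in G^+$ and a $1$-Lipschitz function $f:\mathbf R^n\to\mathbf R$ such that $\psi^{-1}\circ\operatorname{dev}$ is a diffeomorphism from $\widetilde M$ onto $\Omega=\{t<f(y)\}\subset\mathbf R^{1,n}$.
\end{proposition}

Take points $x_k\in I^+(p)$ approaching a boundary point $b$ of $\Omega_p$, and bring them back to a compact set by $\gamma_k\in\Gamma$. The sets $I^+(\gamma_kp)$ should exhaust $\widetilde M$. To see this, we magnify $\Omega_p$ around $x_k$ by the similarity that turns $\theta_{x_k}$ into $dt$. At this scale the future ends stay at bounded distance, because $F$ is comparable with $\theta$, while the past ends recede to infinity, because $\beta$ stays bounded before magnification. In the limit domain every photon of $\widetilde M$ is a full past ray, so no photon leaves it.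

\begin{proof}
Let $b\in\operatorname{graph}f_p$ be a good point in Case I, and $b=(f_p(y_1),y_1)$ in Case IIb. Use the chart $\mathsf M(P)$ with origin $b=0$, and identify $\Omega_p$ with $I^+(p)$. Let $O=C_1$ in Case I, and $O=\{(1,\nu):\nu\notin Z\}$ with $Z=Z_{y_1}$ in Case IIb. In both cases $O$ is open and dense in $C_1$, and $-sv\in\Omega_p$ for $v\in O$, $s>0$ (Lemma~\ref{lem:concave}).

\emph{Step 1: for compact $O_c\subset O$, $\beta(x',v)$ is bounded for $x'\in\Omega_p$ near $0$ and $v\in O_c$.} For $v\in O_c$ we have $r^+(-v,v)=1$ by Corollary~\ref{cor:future}, so $\alpha(-v,v)=1$, and $F>0$ gives $\beta(-v,v)>-1$. By continuity and compactness there is $c\in(0,1)$ such that, for $x'$ near $0$ and $v\in O_c$, $x'-v\in\Omega_p$ and $-1+c\le\beta(x'-v,v)\le0$. If moreover $x'\in\Omega_p$, then $x'$ lies on the photon from $x'-v$, and (F4) gives $|\beta(x',v)|\le(1-c)/c$.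

\emph{Step 2: normalization.} A covector $\theta'$ that is positive on nonzero future causal vectors is $-\langle u,\cdot\rangle$ with $u$ future timelike. Let $\lambda=\sqrt{-\langle u,u\rangle}$, let $A$ be the boost taking $u/\lambda$ to $e_0$ and fixing the orthogonal complement of $u$ and $e_0$, and put $B(\theta')=\lambda A$. Then $\theta'=dt\circ B(\theta')$, $B$ is continuous, and $B(\varepsilon\theta')=\varepsilon B(\theta')$ for $\varepsilon>0$. Let $x_k=-\varepsilon_ke_0\in\Omega_p$ with $\varepsilon_k\downarrow0$, let $\theta_k$ be $\theta$ at $x_k$, and $B_k=B(\theta_k)$. We claim that $B_k^{-1}\to0$ along a subsequence.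

In Case I, $r^+=1/\alpha$ is continuous on $\Omega_p\times C_1$, so $r^+(x_k,v)=r^+(x_k-v,v)-1\to r^+(-v,v)-1=0$ uniformly in $v\in C_1$. With Step 1, $F(x_k,\cdot)\to\infty$ uniformly on $C_1$, so by Proposition~\ref{prop:uniform}, $\theta_k\ge m_k\,dt$ on null vectors with $m_k\to\infty$. For $v'\in C_1$ and $u=B_k^{-1}v'$ we get $1=dt(v')=\theta_k(u)\ge m_k\,dt(u)$, so the null vector $u$ tends to $0$. As $C_1$ spans, $B_k^{-1}\to0$.

In Case IIb, we first note that $f_p(\varepsilon y)/\varepsilon\to\min_{\nu\in Z}\langle\nu,y\rangle$ locally uniformly as $\varepsilon\downarrow0$. Indeed, by concavity and $f_p(0)=0$ the quotients increase to a function $f'\ge f_p$ that is concave, $1$-Lipschitz and positively homogeneous, and the convergence is locally uniform because all quotients are $1$-Lipschitz. A vector $\xi$ lies in $D^+f_p(0)$ if and only if $f'\le\langle\xi,\cdot\rangle$. For $\xi\in D^+f'(y)$, the inequality $\lambda f'(y')\le f'(y)+\langle\xi,\lambda y'-y\rangle$ with $\lambda\to\infty$ and with $\lambda=0$ gives $f'\le\langle\xi,\cdot\rangle$ and $f'(y)=\langle\xi,y\rangle$. So $f'(y)$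 is the minimum of $\langle\xi,y\rangle$ over $D^+f_p(0)=\operatorname{conv}Z$. Now for $v=(1,\nu_v)$,
\[
x_k+s\varepsilon_kv\in\Omega_p\iff -1+s-f_p(s\varepsilon_k\nu_v)/\varepsilon_k<0 .
\]
The left-hand expression is nondecreasing in $s$ and converges, locally uniformly in $s\ge0$ and uniformly in $v$, to $-1+s\,\alpha_\infty(v)$ with $\alpha_\infty(v)=1-\min_{\nu\in Z}\langle\nu,\nu_v\rangle$. Since $|Z|\ge2$, some $\nu\in Z$ differs from $\nu_v$, so the continuous function $\alpha_\infty$ is positive on $C_1$. Evaluating at $s=1/\alpha_\infty(v)\pm\eta$ shows that $r^+(x_k,v)/\varepsilon_k\to1/\alpha_\infty(v)$, that is, $\varepsilon_k\alpha(x_k,v)\to\alpha_\infty(v)$ uniformly on $C_1$. From $C^{-1}\theta_k\le F(x_k,\cdot)\le\alpha(x_k,\cdot)$ on $C_1$, the covectors $\varepsilon_k\theta_k$ are bounded; pass to a subsequence with $\varepsilon_k\theta_k\to\theta_\infty$. By Step 1, $\varepsilon_kF(x_k,v)\to\alpha_\infty(v)$ for $v\in O$, so $\theta_\infty\ge C^{-1}\alpha_\infty$ on $O$, hence on $C_1$ by density. Thus $\theta_\infty$ is positive on null vectors, hence on nonzero future causal vectors,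 and $\varepsilon_kB_k=B(\varepsilon_k\theta_k)\to B_\infty:=B(\theta_\infty)$, which is invertible. So $B_k^{-1}=\varepsilon_k(\varepsilon_kB_k)^{-1}\to0$.

Let $L_k(x)=B_k(x-x_k)$, an element of $G^+$ fixing $P$ by (E4), and $\Omega_k=L_k(\Omega_p)$. By Lemma~\ref{lem:past}, $\Omega_k=\{t<f_k(y)\}$ with $f_k$ $1$-Lipschitz, and $0=L_k(x_k)\in\Omega_k$. For $x\in\Omega_k$ let $\alpha_k(x,v)=\alpha(L_k^{-1}x,B_k^{-1}v)$, and define $\beta_k,F_k,r_k^+$ in the same way; these are the quantities of Section~\ref{sec:F} for the developing map $L_k\circ\operatorname{dev}$, and Corollary~\ref{cor:future}(2) holds for them with $\Omega_k$ in place of $\Omega_p$. Since $\theta_k(B_k^{-1}v)=dt(v)=1$ on $C_1$,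
\begin{equation}\label{eq:Fk}
C^{-1}\le F_k(0,v)\le C\qquad(v\in C_1).
\end{equation}

\emph{Step 3: there is an open dense set $O'\subset C_1$ such that $\beta_k(x,v')\to0$ for every $v'\in O'$ and every $x$ that belongs to $\Omega_k$ for all large $k$.} We have $L_k^{-1}x=x_k+B_k^{-1}x\to0$ in $\Omega_p$. In Case I take $O'=C_1$; by homogeneity and Step 1, $|\beta_k(x,v')|\le\mathrm{const}\cdot dt(B_k^{-1}v')\to0$. In Case IIb let $O'$ be the set of points of $C_1$ proportional to vectors of $B_\infty O$. For $v'\in O'$, $u_k=(\varepsilon_kB_k)^{-1}v'\to B_\infty^{-1}v'$, so the directions of the $u_k$ eventually lie in a compact subset of $O$, and $\beta_k(x,v')=\varepsilon_k\beta(L_k^{-1}x,u_k)\to0$ by Step 1.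

\emph{Step 4: comparison with the deck group.} Choose $\gamma_k\in\Gamma$ with $\gamma_kx_k\to x_\infty\in\widetilde M$ along a subsequence, and let $\psi_k=\rho(\gamma_k)L_k^{-1}\in G^+$, so that
\begin{equation}\label{eq:psik}
\operatorname{dev}\circ\gamma_k=\psi_k\circ L_k\circ\operatorname{dev},\qquad\psi_k(0)=\operatorname{dev}(\gamma_kx_k)\to\operatorname{dev}x_\infty .
\end{equation}
We claim that $(\psi_k)$ has a convergent subsequence in $G^+$. An element of $G^+$ is determined by the image of a point, its differential there, and the second order term $c$ of (E4); the form $\theta$ controls the differential and the function $\beta$ controls $c$. Choose $g\in G^+$ with $g(\operatorname{dev}x_\infty)=0$ and translations $t_k\to\mathrm{id}$ such that $t_kg\psi_k$ fixes $0$, and write $t_kg\psi_k=D_k\kappa_{c_k}$. Let $\theta_k''$ and $\beta_k''$ be $\theta$ and $\beta$ at $\gamma_kx_k$, read through the developing map $t_kg\circ\operatorname{dev}$, which sends $\gamma_kx_k$ to $0$. By \eqref{eq:psik}, $\gamma_k$ maps the vector at $x_k$ read as $u$ through $L_k\circ\operatorname{dev}$ to the vector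 at $\gamma_kx_k$ read as $D_ku$ through $t_kg\circ\operatorname{dev}$.

Since $\theta$ is $\Gamma$-invariant, $\theta_k''\circ D_k=\theta_k\circ B_k^{-1}=dt$. So $D_k$ maps $\{u\text{ future causal},\ dt(u)\le1\}$ onto $\{u\text{ future causal},\ \theta_k''(u)\le1\}$. The covectors $\theta''_k$ converge to a covector that is positive on nonzero future causal vectors, so $c_1^{-1}dt\le\theta_k''\le c_1dt$ on the future cone, and $D_k^{\pm1}$ are bounded. Translations preserve affine parameters, so $\beta_k''$ is the function $\beta$ of $g\circ\operatorname{dev}$ at points $\gamma_kx_k\to x_\infty$; by continuity it is bounded on $C_1$ uniformly in $k$. By \eqref{eq:kappa}, $D_k\kappa_{c_k}(sv)=\frac s{1+s\langle c_k,v\rangle}D_kv$, and \eqref{eq:shift} gives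
\[
\beta_k''(D_kv)=\beta_k(0,v)-\langle c_k,v\rangle .
\]
Apply Step 3 with $x=0$ to $n+1$ linearly independent vectors of $O'$: the $c_k$ are bounded. Passing to a subsequence, $D_k$ and $c_k$ converge, so $\psi_k\to\psi\in G^+$, and $\psi(0)=\operatorname{dev}x_\infty$.

\emph{Step 5: the limit domain.} Let $j_k=\gamma_k\circ(\operatorname{dev}|_{I^+(p)})^{-1}\circ L_k^{-1}:\Omega_k\to\widetilde M$. It is an embedding onto $I^+(\gamma_kp)$ with $\operatorname{dev}\circ j_k=\psi_k$ and $j_k(0)=\gamma_kx_k\to x_\infty$; its inverse is $\psi_k^{-1}\circ\operatorname{dev}$.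

The numbers $f_k(0)$ are bounded below by some $r>0$. Let $N\ni x_\infty$ be open with $\operatorname{dev}|_N$ injective, and $r>0$ with $\psi([0,re_0])\subset\operatorname{dev}(N)$. For large $k$, $\gamma_kx_k\in N$ and $\psi_k([0,re_0])\subset\operatorname{dev}(N)$, so this curve lifts in $N$ to a future timelike curve from $\gamma_kx_k\in I^+(\gamma_kp)$, which stays in $I^+(\gamma_kp)$. Applying $j_k^{-1}$ gives $re_0\in\Omega_k$. The numbers $f_k(0)$ are bounded above: Lemma~\ref{lem:past}(b) gives $\alpha_k(0,v)\le2/f_k(0)$ for $v\in C_1$, while $\alpha_k(0,v)\ge F_k(0,v)\ge C^{-1}$ by \eqref{eq:Fk}. So along a subsequence $f_k\to f$ locally uniformly, with $f$ $1$-Lipschitz and $f(0)\ge r$. Put $\Omega=\{t<f(y)\}\ni0$.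

Let $K\subset\Omega$ be compact, with $f-t\ge2\delta>0$ on $K$. For large $k$, $f_k-t\ge\delta$ on $K$, so $K\subset\Omega_k$ and $F_k(x,v)\le\alpha_k(x,v)\le2/\delta$ for $x\in K$, $v\in C_1$. By $\Gamma$-invariance, $F_k(x,v)$ is $F$ of the vector $dj_k(v)$, so $|dj_k(v)|_h\le2c_0C/\delta$ by Proposition~\ref{prop:uniform}(a) and \eqref{eq:thetah}. Since $C_1$ spans, the $j_k$ are equi-Lipschitz on closed balls contained in $\Omega$. Every point of the connected set $\Omega$ is joined to $0$ by a chain of such balls, $j_k(0)\to x_\infty$, and bounded sets of $(\widetilde M,h)$ are relatively compact. By Arzel\`a--Ascoli a subsequence converges locally uniformly to $j:\Omega\to\widetilde M$ with $\operatorname{dev}\circ j=\psi$. So $j$ is a section over $\Omega$ of the developing map $\operatorname{dev}_\infty:=\psi^{-1}\circ\operatorname{dev}$, hence an open embedding.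

\emph{Step 6: $j$ is onto.} Let $\alpha,\beta$ now refer to $\operatorname{dev}_\infty$. For $x\in\Omega$, $v\in C_1$,
\begin{equation}\label{eq:limab}
\alpha_k(x,v)\to\alpha(j(x),v),\qquad\beta_k(x,v)\to\beta(j(x),v).
\end{equation}
Indeed, by \eqref{eq:psik}, $\alpha_k(x,v)$ is the value of $\alpha$ at $j_k(x)$ for the developing map $\psi_k^{-1}\circ\operatorname{dev}$, which sends $j_k(x)$ to $x$. So \eqref{eq:alphabeta} gives $\alpha_k(x,v)=m\cot T_k-b$, where $m,b$ depend only on $(x,v)$ and $T_k=\tau(\psi_k^{-1}e^+(j_k(x),\xi_k))-\tau(x)$, with $\xi_k$ the direction at $j_k(x)$ that $\operatorname{dev}$ maps to that of $d\psi_k(v)$. Since $j_k(x)\to j(x)$, $\psi_k\to\psi$ and $e^+$ is continuous, $T_k$ converges to the corresponding length in $(0,\pi)$ for $\operatorname{dev}_\infty$. The same argument with $e^-$ treats $\beta$.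

We claim that the maximal photon of $\widetilde M$ through $j(x)$ in the direction $v$ is $j((x+\mathbf Rv)\cap\Omega)$. Since $j$ lifts null lines contained in $\Omega$, \eqref{eq:H} and Lemma~\ref{lem:past}(b) give $(x+\mathbf Rv)\cap\Omega=\{x+sv:s<s_0\}$ with $x+s_0v\in\operatorname{graph}f$. For small $\delta>0$, $x^\delta=x+\delta e_0\in\Omega$ and $x^\delta+s_0v$ lies strictly above $\operatorname{graph}f$, hence outside $\Omega_k$ for large $k$. So $\alpha_k(x^\delta,v)\ge1/s_0$, and \eqref{eq:limab} followed by $\delta\downarrow0$ gives $\alpha(j(x),v)\ge1/s_0$. The future end thus has parameter at most $s_0$, hence exactly $s_0$. By \eqref{eq:limab} and Step 3, $\beta(j(x),v)=0$ for $v\in O'$, hence for all $v\in C_1$ by density and continuity; by (F3) the past half of the photon is exactly the lift of the past ray. This proves the claim.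

Say that two points of $\widetilde M$ are equivalent if they are joined by a finite concatenation of photon arcs, each traveled in either direction. The classes are open: if $v_0,\dots,v_n$ is a basis of null vectors of a chart, every point $x+\sum s_iv_i$ with small $s_i$ is reached from $x$ by a short broken path. Since $\widetilde M$ is connected there is one class. By the claim, a broken path starting in $j(\Omega)$ stays in $j(\Omega)$. So $j(\Omega)=\widetilde M$ and $\operatorname{dev}_\infty=j^{-1}$.
\end{proof}

\section{Rigidity of the domains $\{t<f\}$}\label{sec:rigid}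

\begin{proposition}\label{prop:rigid}
In the situation of Proposition~\ref{prop:rescale}, $\Omega$ is the past cone of a point $q\in\mathbf R^{1,n}$.
\end{proposition}

\begin{proof}
Replace $\operatorname{dev}$ by $\psi^{-1}\circ\operatorname{dev}$ and identify $\widetilde M$ with $\Omega$. Photons of $\widetilde M$ are the past rays $\{x+sv:s<r^+(x,v)\}$, with $r^+$ finite by \eqref{eq:H}, and $\alpha=1/r^+$ is positive and continuous.

\emph{Step 1: $\Gamma$ acts by similarities.} Let $\mathbf R^{1,n}=\mathsf M(p_\infty)$. The closure of $\Omega$ in $X$ lies in $J^+(p_\infty)$ and contains $p_\infty$ by (E3)(c), so $p_\infty$ is its least element for $\le$. Elements of $\rho(\Gamma)$ preserve $\Omega$ and $\le$, so they fix $p_\infty$. By (E4) each $\gamma\in\Gamma$ acts as $\gamma(x)=\lambda Ax+a$ with $\lambda=\lambda(\gamma)>0$, $A\in O^+(1,n)$, and it preserves the frontier $\operatorname{graph}f$ of $\Omega$ in $\mathbf R^{1,n}$.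

\emph{Step 2: the function $w$ of \eqref{eq:wG}.} Let $x\in\Omega$. By Lemma~\ref{lem:past}(b) no point of $\operatorname{graph}f$ is in $J^-(x)$, so the positive terms in the supremum come from $z\in\operatorname{graph}f\cap I^+(x)$; the point of the graph vertically above $x$ is one of them, so $w>0$. Let $z\in\operatorname{graph}f$ with $z-x=(T,\varrho\nu)$, $T>\varrho\ge0$, $|\nu|=1$. For $0\le s<(T+\varrho)/2$ the vector $z-x-s(1,\nu)=(T-s,(\varrho-s)\nu)$ is future timelike, so $x+s(1,\nu)\in I^-(z)\subset\Omega$. Hence $T+\varrho\le2\max_{C_1}r^+(x,\cdot)$, and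
\begin{equation}\label{eq:bounded}
\operatorname{graph}f\cap I^+(x)\ \text{ is bounded for every }x\in\Omega .
\end{equation}
So $w(x)<\infty$ and the supremum is attained at a point of $\operatorname{graph}f\cap I^+(x)$. Three properties follow.
\begin{itemize}
\item[(w1)] $\phi(x):=w(x)+\langle x,x\rangle=\sup_z(2\langle z,x\rangle-\langle z,z\rangle)$ is a supremum of affine functions, finite on the open set $\Omega$. So $\phi$ is convex on convex subsets of $\Omega$ and continuous, and $w$ is continuous. Along a null line $\langle x,x\rangle$ is affine, so $w$ is convex along photons.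
\item[(w2)] If $x_1\in\Omega$, $x_i\in\Omega\cap I^+(x_1)$ and $x_i\to b\in\operatorname{graph}f$, then $w(x_i)\to0$. Indeed, maximizers $z_i$ for $x_i$ lie in the bounded set $\operatorname{graph}f\cap I^+(x_1)$, and their accumulation points $z$ lie in $\operatorname{graph}f\cap J^+(b)$, where $\langle z-b,z-b\rangle=0$ by Lemma~\ref{lem:past}(b). Taking $x_1=x-e_0$ we get $w(x+sv)\to0$ as $s\uparrow r^+(x,v)$; taking $x_1=b-e_0$ we get $w(b-\varepsilon e_0)\to0$ as $\varepsilon\downarrow0$ for every $b\in\operatorname{graph}f$.
\item[(w3)] $w(\gamma x)=\lambda(\gamma)^2w(x)$, by Step 1.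
\end{itemize}
Fix $(x,v)$ and put $r^+=r^+(x,v)$. The function $s\mapsto w(x+sv)$ is convex on $(-\infty,r^+)$ with limit $0$ at $r^+$, and $\mathcal G(x+sv,v)=w(x+sv)/(r^+-s)$ is minus the slope of its chord from $s$ to $r^+$. Slopes of chords with a fixed endpoint are nondecreasing, so the positive continuous function $\mathcal G$ is \emph{nonincreasing along photons toward the future}.

\emph{Step 3: an invariant measure.} Let $\mathcal N=\Omega\times C_1$, the bundle of null directions of $\widetilde M$. The group $\Gamma$ acts on it freely, properly discontinuously and cocompactly, the quotient being the bundle of null directions of $M$. Let $d\nu$ be the round measure on $C_1\cong S^{n-1}$, and put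
\[
\mathsf m_1=\alpha\,dx\,d\nu,\qquad\mu=\mathcal G^{-n}\,\mathsf m_1 .
\]
The measure $\mu$ has a positive continuous density, so it is finite on compact sets. We claim that it is $\Gamma$-invariant. Since $\Gamma$ does not preserve the normalization $dt(v)=1$, we compute on $\hat{\mathcal N}=\Omega\times\mathcal C$, where $\mathcal C$ is the cone of null vectors. On $\mathcal C$ the measure $d\varsigma=d^n\bar y/|\bar y|$, with $\bar y$ the spatial part of $v$, is $O^+(1,n)$-invariant: $O(1,n)$ preserves Lebesgue measure and $q(v)=\langle v,v\rangle$, and $dt\,d^ny=dq\,d^ny/2|t|$. For $v=c(1,\nu)$, $d\varsigma=c^{n-2}dc\,d\nu$. Let $\mathsf m=\alpha\,dx\,d\varsigma$, let $\delta_c(x,v)=(x,cv)$ for $c>0$, and let $\gamma$ act by its differential, $(x,v)\mapsto(\gamma x,\lambda Av)$. Then $\alpha\circ\gamma=\alpha$ and $\alpha\circ\delta_c=c\alpha$, so with (w3)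
\[
\mathsf m(\gamma S)=\lambda^{n+1}\lambda^{n-1}\mathsf m(S)=\lambda^{2n}\mathsf m(S),\quad\mathcal G\circ\gamma=\lambda^2\mathcal G,\qquad \mathsf m(\delta_cS)=c^n\mathsf m(S),\quad\mathcal G\circ\delta_c=c\,\mathcal G .
\]
For a Borel set $S\subset\mathcal N$ let $\hat S=\bigcup_{c>0}\delta_cS$. Integrating $c\cdot c^{n-2}dc$ over $0<c\le1/\mathcal G(x,v)$ gives $\mu(S)=n\,\mathsf m(\hat S\cap\{\mathcal G\le1\})$. Since $\widehat{\gamma S}=\gamma\hat S$ and $\hat S\cap\{\mathcal G\le a\}=\delta_a(\hat S\cap\{\mathcal G\le1\})$,
\[
\mu(\gamma S)=n\,\mathsf m\big(\gamma(\hat S\cap\{\mathcal G\le\lambda^{-2}\})\big)=\lambda^{2n}(\lambda^{-2})^n\mu(S)=\mu(S).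
\]
The exponent $n$ in the definition of $\mu$ is the one that makes the two factors cancel.

\emph{Step 4: $\mathcal G$ is constant along photons.} For $u\in\mathbf R$ let
\[
\Psi_u(x,v)=\big(x+(1-e^{-u})\,r^+(x,v)\,v,\ v\big).
\]
It multiplies $r^+$ by $e^{-u}$, so $\Psi_u\Psi_{u'}=\Psi_{u+u'}$ and each $\Psi_u$ is a homeomorphism of $\mathcal N$. It commutes with $\Gamma$, because the vector $r^+(x,v)v$ depends only on the direction of $v$ and $r^+(\gamma x,\lambda Av)\lambda Av=\lambda A(r^+(x,v)v)$. It preserves $\mathsf m_1$: for fixed $v$ write $x=(0,\eta)+sv$, so $dx=ds\,d\eta$; on each line meeting $\Omega$ in $\{s<s^+\}$ the measure $\alpha\,ds=ds/(s^+-s)$ is invariant under $s^+-s\mapsto e^{-u}(s^+-s)$; conclude by Fubini.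

Let $\Delta\subset\mathcal N$ be a relatively compact Borel set containing exactly one point of each $\Gamma$-orbit. (Cover $\mathcal N/\Gamma$ by the images $V_1,\dots,V_l$ of relatively compact open sets $\tilde V_i$ on which the projection is injective, and remove from $\tilde V_i$ the preimage of $V_1\cup\dots\cup V_{i-1}$.) Then $\mu(\Delta)<\infty$; this is where compactness of $M$, and not only cocompactness of some group, is used. Since $\Psi_u$ commutes with $\Gamma$, the set $\Psi_u\Delta$ also contains exactly one point of each orbit, so
\[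
\mu(\Psi_u\Delta)=\sum_{\gamma}\mu(\Psi_u\Delta\cap\gamma\Delta)=\sum_\gamma\mu(\gamma^{-1}\Psi_u\Delta\cap\Delta)=\mu(\Delta).
\]
For $u\ge0$ we have $\mathcal G\circ\Psi_u\le\mathcal G$, and invariance of $\mathsf m_1$ gives
\[
0=\mu(\Psi_u\Delta)-\mu(\Delta)=\int_\Delta\big((\mathcal G\circ\Psi_u)^{-n}-\mathcal G^{-n}\big)\,d\mathsf m_1
\]
with a nonnegative integrand. So $\mathcal G\circ\Psi_u=\mathcal G$ almost everywhere on $\Delta$. The same holds for each of the countably many translates $\gamma\Delta$, which have the same properties as $\Delta$ and cover $\mathcal N$. By continuity $\mathcal G\circ\Psi_u=\mathcal G$ on $\mathcal N$ for all $u\ge0$. Thus $w(x+sv)=\mathrm{const}\cdot(r^+-s)$: the function $w$, and with it $\phi$, is affine along every photon.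

\emph{Step 5: conclusion.} In linear coordinates with respect to a basis of null vectors, $\phi$ is affine in each variable separately, so on every coordinate box in $\Omega$ it is a polynomial of degree at most $1$ in each variable (interpolate between two values of one variable after the other). So $\phi$ is smooth, and $D^2\phi(v,v)=0$ for all null $v$. A quadratic form $b_{0}t^2+2t\langle b_1,y\rangle+\langle Sy,y\rangle$ vanishing at $(1,\pm\nu)$ for all unit $\nu$ has $b_1=0$ and $S=-b_0\,\mathrm{id}$, so it is a multiple of $\langle\,,\rangle$. But $D^2\phi\ge0$ by (w1) and $\langle\,,\rangle$ is indefinite, so $D^2\phi=0$. Hence $\phi$ is affine on the connected set $\Omega$, and after a translation of $\mathbf R^{1,n}$, $w=t^2-|y|^2+\kappa$ on $\Omega$ for a constant $\kappa$. By (w2), $f(y)^2=|y|^2-\kappa$ on $\mathbf R^n$, and $y=0$ shows $\kappa=-k^2$ with $k\ge0$. As $\mathbf R^n\setminus\{0\}$ is connected, $f=\pm\sqrt{|y|^2+k^2}$ with a constant sign. The sign $+$ is impossible, since then $(0,y)\in\Omega$ for $y\ne0$, with $w(0,y)=-|y|^2-k^2<0$. So $f=-\sqrt{|y|^2+k^2}$. Let $x=(-T,0)$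 with $T>k$. For $z=(f(y),y)\in I^+(x)$ we have $0<T-\sqrt{|y|^2+k^2}\le T-k$, so $-\langle z-x,z-x\rangle\le(T-k)^2$ with equality at $y=0$. Thus $w(x)=(T-k)^2$ by definition, while the formula gives $T^2-k^2$. Dividing by $T-k$ we get $k=0$, so $f=-|y|$ and $\Omega$ is the past cone of $0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By Lemma~\ref{lem:diamond}(a) it suffices to show that $\operatorname{dev}$ is a diffeomorphism onto a set $I^+(P)\cap I^-(Q)$ with $Q\in\mathsf M(P)$. The family of these sets is invariant under $G^+$, whose elements commute with $\sigma$ by (E4) and so map $\mathsf M(P)$ to $\mathsf M(\psi P)$. It is also invariant under $\iota$, which maps $I^+(P)\cap I^-(Q)$ to $I^+(\iota Q)\cap I^-(\iota P)$; by \eqref{eq:chart} the condition $Q\in\mathsf M(P)$ involves only the time difference and the spherical distance, so it is equivalent to $\iota P\in\mathsf M(\iota Q)$.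

If Case I or IIb holds for $\operatorname{dev}$, Propositions~\ref{prop:rescale} and~\ref{prop:rigid} show that $\psi^{-1}\circ\operatorname{dev}$ is a diffeomorphism onto a past cone in a chart $\mathsf M(p_\infty)$, that is, onto $I^+(p_\infty)\cap I^-(q)$ with $q\in\mathsf M(p_\infty)$, and we are done. The same applies if Case I or IIb holds for $\iota\circ\operatorname{dev}$. So assume that Case IIa holds for both time orientations.

\emph{All futures have the same tip.} Let $p\in\widetilde M$, $P=\operatorname{dev}p$, and take $y$ with $Z_y=S^{n-1}$. Then $f_p(y')\le\min_\nu(f_p(y)+\langle\nu,y'-y\rangle)=f_p(y)-|y'-y|$, with equality because $f_p$ is $1$-Lipschitz. So $\Omega_p$ is the past cone in $\mathsf M(P)$ of $q_p=(f_p(y),y)$, that is, $\Omega_p=I^+(P)\cap I^-(q_p)$. Whenever $P\ll q'$ in $X$, the point $q'$ is the greatest element for $\le$ of the closure of $I^+(P)\cap I^-(q')$: the closure lies in $J^-(q')$, and it contains $q'$ because $I^+(P)$ is a neighborhood of $q'$. Now let $p'\ll p$. By Corollary~\ref{cor:future}(3), $\Omega_p=I^+(P)\cap I^-(q_{p'})$. This set is nonempty, so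 $P\ll q_{p'}$, and both $q_p$ and $q_{p'}$ are the greatest element of $\overline{\Omega_p}$. Hence $q_p=q_{p'}$. So $p\mapsto q_p$ is constant on each open set $I^+(p')$. These sets cover the connected manifold $\widetilde M$, so $q_p=q$ for all $p$, and $\operatorname{dev}(\widetilde M)\subset I^-(q)$. By time reversal there is $p_*\in X$ such that $\operatorname{dev}$ maps each $I^-(x)$ homeomorphically onto $I^-(\operatorname{dev}x)\cap I^+(p_*)$, and $\operatorname{dev}(\widetilde M)\subset I^+(p_*)$.

\emph{The futures exhaust $\widetilde M$.} Fix $x\in\widetilde M$, a timelike curve in $X$ from $p_*$ to $\operatorname{dev}x$, and interior points $P_k\to p_*$ of this curve with $P_{k+1}\ll P_k$. Let $p_k\in I^-(x)$ be the point over $P_k$. The part of the curve from $P_{k+1}$ to $P_k$ lies in $I^-(\operatorname{dev}x)\cap I^+(p_*)$ and lifts to $I^-(x)$, so $p_{k+1}\ll p_k$. Then $\mathcal O=\bigcup_kI^+(p_k)$ is an increasing union of open sets on which $\operatorname{dev}$ is injective, so $\operatorname{dev}|_{\mathcal O}$ is a homeomorphism onto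
\[
\bigcup_kI^+(P_k)\cap I^-(q)=I^+(p_*)\cap I^-(q)\supset\operatorname{dev}(\widetilde M).
\]
The set $\mathcal O$ is closed. Indeed, let $o_i\in\mathcal O$, $o_i\to o\in\widetilde M$, and let $o'\in\mathcal O$ with $\operatorname{dev}o'=\operatorname{dev}o$. Applying $(\operatorname{dev}|_{\mathcal O})^{-1}$ to $\operatorname{dev}o_i\to\operatorname{dev}o'$ gives $o_i\to o'$, so $o=o'$. Hence $\mathcal O=\widetilde M$, and $\operatorname{dev}$ is a diffeomorphism onto $I^+(p_*)\cap I^-(q)$.

This set is nonempty, so $p_*\ll q$, and by \eqref{eq:H} it contains no open photon arc of length $\pi$. By Lemma~\ref{lem:diamond}(b), $q\in\mathsf M(p_*)$. This proves Theorem~\ref{thm:A}. \qed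

\section{Quotients of the diamond: proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Identify $\mathbf R\times\mathbf H^n$ with the past cone $I^-(0)$ of a chart $\mathbf R^{1,n}=\mathsf M(p_\infty)$ by $x=-e^{-s}\eta$, as in Lemma~\ref{lem:diamond}.

\subsection*{Part (i)}
The universal cover of the quotient is $I^-(0)$, and by (E4) every developing map is the inclusion followed by a conformal transformation of $X$. A nonconstant element of $\mathsf{PPL}(\mathbf R,M)$ would lift to an open photon arc of length $\pi$ in $I^-(0)$, and there is none by Lemma~\ref{lem:diamond}(a).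

\subsection*{Part (ii)}
Here $\Gamma=\pi_1(M)$ for the original $M$; by Theorem~\ref{thm:A} it acts on $\widetilde M=\mathbf R\times\mathbf H^n$ by conformal transformations.

\emph{The conformal group.} A conformal diffeomorphism of $I^-(0)$ preserving the time orientation extends to an element of $G^+$ by (E4). It fixes the least element $p_\infty$ and the greatest element $0$ of the closure of $I^-(0)$ in $X$, so it is $\lambda A\in\mathbf R_+\times O^+(1,n)$, which acts by $(s,\eta)\mapsto(s-\log\lambda,A\eta)$. As $O^+(1,n)=\mathrm{Isom}(\mathbf H^n)$, these maps form the group $\mathbf R\times\mathrm{Isom}(\mathbf H^n)$, with $\mathbf R$ acting by translations. The reflection $s\mapsto-s$ is conformal and reverses the time orientation, so the full conformal group is $\mathrm{Isom}(\mathbf R)\times\mathrm{Isom}(\mathbf H^n)$.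

The subgroup $\Gamma^+\subset\mathbf R\times\mathrm{Isom}(\mathbf H^n)$ is discrete, since it acts properly discontinuously, and finitely generated, since it is the fundamental group of a closed manifold. Let $\Gamma_0$ be its projection to $\mathrm{Isom}(\mathbf H^n)$. Choose $T$ and a compact $K\subset\mathbf H^n$ with $\Gamma^+([-T,T]\times K)=\mathbf R\times\mathbf H^n$; then $\Gamma_0K=\mathbf H^n$.

\emph{$\Gamma_0$ is discrete.} Otherwise there are $(a_k,g_k)\in\Gamma^+$ with $g_k\to1$, $g_k\ne1$. Let $(b_i,s_i)$ be finitely many generators of $\Gamma^+$. The commutators $(0,[g_k,s_i])\in\Gamma^+$ tend to $1$, so they are trivial for large $k$, and $g_k$ centralizes $\Gamma_0$. Then $\eta\mapsto d(\eta,g_k\eta)$ is $\Gamma_0$-invariant, hence bounded. A geodesic ray and its image under $g_k$ stay at bounded distance, so $g_k$ fixes every point of $\partial\mathbf H^n$: $g_kv=\lambda(v)v$ with $\lambda(v)>0$ for every null $v$. Since $\langle v,v'\rangle\ne0$ for non-proportional null vectors, $\lambda(v)\lambda(v')=1$; with three directions this gives $\lambda=1$, so $g_k=1$, a contradiction.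

\emph{$\Gamma^+\cap(\mathbf R\times1)$ is infinite cyclic.} It is a discrete subgroup of $\mathbf R$. Suppose it is trivial, so that $\Gamma^+\to\Gamma_0$ is bijective, and fix $\eta_0\in\mathbf H^n$. The discrete group $\Gamma_0$ acts properly on $\mathbf H^n$, so $\eta_0\in gK$ for only finitely many $g\in\Gamma_0$. Then $\mathbf R\times\{\eta_0\}$ is covered by finitely many of the compact sets $(a,g)([-T,T]\times K)$, which is absurd. So the subgroup is $\ell\mathbf Z$ with $\ell>0$, the formula $c(g)=a\bmod\ell$ for $(a,g)\in\Gamma^+$ defines a homomorphism $\Gamma_0\to\mathbf R/\ell\mathbf Z$, and $\Gamma^+$ has the stated form.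

\emph{A finite cover.} By Selberg's lemma the finitely generated linear group $\Gamma_0$ has a torsion-free subgroup $\Gamma_0'$ of finite index. Write its abelianization as $H_1(\Gamma_0')=\mathrm{Tors}\oplus\mathbf Z^r$, and let $\Gamma_0''$ be the preimage of $\mathbf Z^r$ in $\Gamma_0'$, a subgroup of finite index. The homomorphism $c|_{\Gamma_0''}$ factors through the free abelian group $\mathbf Z^r$, so it lifts to a homomorphism $\tilde c:\Gamma_0''\to\mathbf R$. The preimage of $\Gamma_0''$ in $\Gamma^+$ is $\Gamma''=\{(\tilde c(g)+k\ell,g):g\in\Gamma_0'',\ k\in\mathbf Z\}$, of finite index, and $N=\Gamma_0''\backslash\mathbf H^n$ is a closed hyperbolic manifold. Let $\chi\ge0$ be a smooth compactly supported function on $\mathbf H^n$ with $\sum_{g\in\Gamma_0''}\chi(g^{-1}\eta)=1$, and put $u(\eta)=\sum_g\tilde c(g)\chi(g^{-1}\eta)$. Substituting $g=g_1g'$ gives $u(g_1\eta)=\tilde c(g_1)+u(\eta)$. The diffeomorphism $(s,\eta)\mapsto(s-u(\eta),\eta)$ conjugates $(\tilde c(g)+k\ell,g)$ to $(k\ell,g)$, so $\Gamma''\backslash(\mathbf R\times\mathbf H^n)$ is diffeomorphic to $(\mathbf R/\ell\mathbf Z)\times N$.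

\subsection*{Part (iii)}
The half-space $E=\{t<0\}$ is homogeneous under the group $H$ of Example~\ref{ex:half}. It is simply connected, develops by the inclusion and contains no complete null line, so it is totally conformally lightlike incomplete. A conformal diffeomorphism of $E$ preserving the time orientation extends to $X$ and fixes the least element $p_\infty$ of the closure of $E$. So it is a similarity preserving $\{t=0\}$, hence an element of $H$. The center of $H$ is trivial: an element $\lambda Ax+a$ commuting with all translations in $\{0\}\times\mathbf R^n$ has $\lambda A=\mathrm{id}$ on $\{0\}\times\mathbf R^n$, so $\lambda=1$ and $A=\mathrm{id}$, and a translation commuting with $x\mapsto2x$ is trivial. A conformal diffeomorphism $E\to\mathbf R\times\mathbf H^n$, composed with $s\mapsto-s$ if necessary, would preserve time orientations and conjugate $H$ to $\mathbf R\times\mathrm{Isom}(\mathbf H^n)$, whose center contains $\mathbf R$. So $E$ is not conformal to $\mathbf D^{1,n}$. \qed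

\begin{thebibliography}{9}

\bibitem{Chalumeau}
Adam Chalumeau, \emph{On Markowitz's pseudodistance for conformal manifolds}, arXiv:2509.15745 (2025).

\bibitem{Rockafellar}
Rockafellar, \emph{Convex Analysis}.

\end{thebibliography}
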